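\title{Absolutely continuous convolutions of orbital measures on $Sp(n)$ and $SO(2n)$}

\begin{abstract}
Let $G$ be $Sp(n)$ or $SO(2n)$ with $n\ge 5$, and let $x_1,\dots,x_L\in G$ be non-central elements of the maximal torus. We prove that, apart from a short explicit list of exceptional pairs ($L=2$), the convolution of the $G$-invariant probability measures on the conjugacy classes of $x_1,\dots,x_L$ is absolutely continuous if and only if a count of eigenspace dimensions permits it. We also decide the exceptional pairs, and show that the statement fails for $n=4$.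
\end{abstract}

\section{The question and the answer}

\subsection{Orbital measures}

Let $G$ be $Sp(n)$ (Lie type $C_n$) or $SO(2n)$ (Lie type $D_n$), with its maximal torus written in standard coordinates $(e^{i\theta_1},\dots,e^{i\theta_n})$. In $Sp(n)$ this stands for $\mathrm{diag}(e^{i\theta_1},\dots,e^{i\theta_n},e^{-i\theta_1},\dots,e^{-i\theta_n})$, in $SO(2n)$ for the block-diagonal matrix of the rotations by $\theta_1,\dots,\theta_n$. For $x\in G$ let $C_x$ be its conjugacy class and $\mu_x$ its \emph{orbital measure}, the $G$-invariant probability measure on $C_x$. It is singular, since $C_x$ is a null set. The convolution $\mu_{x_1}*\dots*\mu_{x_L}$ is the distribution of a product of independent random elements of $C_{x_1},\dots,C_{x_L}$. Multiplication smears the classes out, and one asks when the result has a density. We call $(x_1,\dots,x_L)$ \emph{absolutely continuous} if $\mu_{x_1}*\dots*\mu_{x_L}$ is absolutely continuous with respect to Haar measure; by Lemma~\ref{lem:crit} below this means that the product set $C_{x_1}\cdots C_{x_L}$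 has non-empty interior.

Up to conjugacy and multiplication by the central element $-I$, every torus element has the form
\[
x=(\underbrace{1,\dots,1}_{u},\underbrace{-1,\dots,-1}_{v},\underbrace{e^{ia_1},\dots,e^{ia_1}}_{s_1},\dots,\underbrace{e^{(\pm)ia_m},\dots,e^{(\pm)ia_m}}_{s_m})
\]
with distinct $0<a_j<\pi$, $u\ge v$, $s_1=\max_j s_j$ (and $s_1=0$ if $m=0$), $u+v+s_1+\dots+s_m=n$; minus signs are needed only in $D_n$. We call $(u,v;s_1,\dots,s_m)$ the \emph{data} of this element and of every torus element with this normalized form. The element $x$ is said to be of \emph{type} $C_u\times C_v\times SU(s_1)\times\dots\times SU(s_m)$, resp.\ $D_u\times D_v\times SU(s_1)\times\dots\times SU(s_m)$. Trivial factors, namely $SU(1)$, $C_0$ and in $D_n$ also $D_0$ and $D_1$, are omitted, so a type is determined by its non-trivial factors. The element $x$ is central exactly if $u=n$.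

\subsection{An obstruction}

Put
\[
S_x=\max(2u,s_1).
\]
In the standard representation on $\mathbb C^{2n}$ the eigenvalues $1,-1,e^{\pm ia_j}$ of the normalized $x$ have multiplicities $2u,2v,s_j$, so $S_x$ is the largest dimension of an eigenspace of $x$. The tuple $(x_1,\dots,x_L)$ is called \emph{eligible} if
\[
\sum_{i=1}^LS_{x_i}\le 2n(L-1),\qquad\text{equivalently}\qquad \sum_{i=1}^L(2n-S_{x_i})\ge 2n .
\]
It is known that eligibility is necessary; we include a short proof.

\begin{proposition}\label{prop:nec}
An absolutely continuous tuple is eligible.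
\end{proposition}

\begin{proof}
Let $\lambda_i$ be an eigenvalue of $x_i$ of multiplicity $S_{x_i}$. If the tuple is not eligible, then for all $g_i\in G$ the $\lambda_i$-eigenspaces of the elements $g_ix_ig_i^{-1}$ have codimensions of sum less than $2n$, so they share a non-zero vector, and $\lambda=\lambda_1\cdots\lambda_L$ is an eigenvalue of $\prod_i g_ix_ig_i^{-1}$. Thus $C_{x_1}\cdots C_{x_L}$ lies in the zero set of the real-analytic function $|\det(g-\lambda)|^2$ on the connected group $G$. This function is not identically zero, as some torus elements do not have the eigenvalue $\lambda$; so its zero set is null.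
\end{proof}

One would guess that, up to low-dimensional accidents, this is the only obstruction. There are a few more. A pair $(x,y)$ in $C_n$ or $D_n$ is \emph{exceptional} if, possibly after exchanging $x$ and $y$, one of the following holds:
\begin{itemize}
\item[(i)] $n$ is even, $x$ is of type $C_{n/2}\times C_{n/2}$ (resp.\ $D_{n/2}\times D_{n/2}$), and $y$ is of the same type as $x$ or of type $SU(n)$;
\item[(ii)] in $C_n$: $n$ is even, $x$ is of type $C_{n/2}\times C_{n/2}$ and $y$ of type $C_{n/2}\times C_{n/2-1}$; or $n$ is odd, $x$ is of type $C_{(n+1)/2}\times C_{(n-1)/2}$ and $y$ of type $C_{(n-1)/2}\times C_{(n-1)/2}$;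
\item[(iii)] in $D_n$: $x$ is of type $SU(n)$ and $y$ of type $SU(n)$ or $SU(n-1)$.
\end{itemize}
A tuple is exceptional if $L=2$ and it is an exceptional pair. For $n\ge5$ all these pairs are eligible. Some are ruled out by dimension: absolute continuity of $(x,y)$ will turn out to mean that generic conjugates of the two centralizer algebras meet only in $0$, and two copies of $\mathfrak u(n)$ have total dimension $2n^2>\dim\mathfrak{so}(2n)$. But counting dimensions is not enough: in $Sp(2k)$ the types $C_k\times C_k$ and $SU(2k)$ have centralizers of dimensions $4k^2+2k$ and $4k^2$, whose sum is exactly $\dim\mathfrak{sp}(2k)$. The following question comes from Hare \cite{Hare}: is a non-exceptional tuple of non-central elements with $n\ge5$ absolutely continuous precisely when it is eligible? The answer is yes.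

\begin{theorem}\label{thm:main}
Let $n\ge5$ and let $(x_1,\dots,x_L)$ be a non-exceptional tuple of non-central torus elements of $C_n$ or of $D_n$. Then $(x_1,\dots,x_L)$ is absolutely continuous if and only if it is eligible.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $n\ge5$ and let all $x_i$ be non-central. Then $(x_1,\dots,x_L)$ is absolutely continuous if and only if it is eligible and is not an exceptional pair other than $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$. For $n=4$ the statement of Theorem~\ref{thm:main} fails in both types.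
\end{theorem}

\subsection{Plan}

Section~\ref{sec:cent} reduces the problem to finding conjugates of the centralizer algebras with intersection $0$, and prepares two first-order perturbation lemmas. The bulk is the case $L=2$. If one element has a large eigenspace for $1$, or is an involution with two eigenspaces of equal size, the intersection is controlled by the stabilizer of a family of Hermitian forms on a small space (Section~\ref{sec:forms}). In the remaining cases we start from a degenerate position that is easy to compute with and perturb it to first order (Sections~\ref{sec:B} and~\ref{sec:SU}). Section~\ref{sec:pairs} assembles all pairs. For $L\ge3$ (Section~\ref{sec:many}) we replace two classes by one well-chosen class in their product and so descend to pairs. Section~\ref{sec:exc} proves Theorem~\ref{thm:compl}.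

\section{Centralizers and first-order arguments}\label{sec:cent}

\subsection{The centralizer algebras}

Let $F=\mathbb H$ in type $C_n$ and $F=\mathbb R$ in type $D_n$; let $W=\mathbb H^n$ (a right $\mathbb H$-space on which matrices act from the left), resp.\ $W=\mathbb R^{2n}$. The Lie algebra $\mathfrak g$ of $G$ consists of the skew-adjoint $F$-linear maps of $W$; ``skew'' always means skew-adjoint, and $\mathfrak g$ carries an $\operatorname{Ad}$-invariant inner product. The quaternion units are $\mathbf i,\mathbf j,\mathbf k$, and $\mathbb C=\mathbb R+\mathbb R\mathbf i\subset\mathbb H$, $i=\mathbf i$. Writing $q=z+\mathbf jw$ identifies $\mathbb H^p$ with $\mathbb C^{2p}\ni(z,w)$ as a right complex space, and since $c\,\mathbf j=\mathbf j\bar c$ for complex $c$,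
\begin{equation}\label{eq:AB}
A+\mathbf jB\ \text{ acts on }\mathbb C^{2p}\text{ as }\begin{pmatrix}A&-\bar B\\ B&\bar A\end{pmatrix},\qquad A+\mathbf jB\in\mathfrak{sp}(p)\iff A^*=-A,\ B^T=B .
\end{equation}

A \emph{unit} is an $\mathbb H$-line, resp.\ a real $2$-plane, so $W$ consists of $n$ units. Let $x$, in normalized form, have data $(u,v;s_1,s_2,\dots)$. Then $W$ is an orthogonal sum of two \emph{A-summands}, of $u$ and $v$ units, on which $x$ is $1$ and $-1$, and \emph{B-summands} of $s_j$ units, on each of which $x=\cos a_j+\sin a_j\,J$ with an $F$-linear skew $J$, $J^2=-1$. An $X\in\mathfrak g$ commuting with $x$ preserves the eigenspaces of $x+x^{-1}$, which are these summands. So the Lie algebra $\mathfrak z(x)$ of the centralizer consists of all $X\in\mathfrak g$ that preserve all summands and commute with all $J$'s: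
\[
\mathfrak z(x)\cong\mathfrak{sp}(u)\oplus\mathfrak{sp}(v)\oplus\bigoplus_j\mathfrak u(s_j),\qquad\text{resp.}\qquad
\mathfrak{so}(2u)\oplus\mathfrak{so}(2v)\oplus\bigoplus_j\mathfrak u(s_j).
\]
It does not depend on the angles $a_j$ as long as these are distinct, nor on replacing $J$ by $-J$ on a B-summand. In type $C$ the data determine $\mathfrak z(x)$ up to conjugation by $G$. In type $D$ they determine it up to conjugation by $O(2n)$, and up to $SO(2n)$ if $u\ge1$, because a reflection inside an A-summand normalizes $\mathfrak z(x)$. In type $D$ the data $(1,0;s_1,\dots)$ and $(0,0;s_1,\dots,1)$ give the same subalgebras, as $\mathfrak{so}(2)=\mathfrak u(1)$. \emph{Merging} several B-summands, that is, replacing them by their sum with the sum of their $J$'s, enlarges $\mathfrak z(x)$. In general, \emph{enlarging} $x$ means replacing it by an element whose centralizer algebra contains $\mathfrak z(x)$ up to conjugation by $G$.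

For $1\le w\le n/2$ let $\sigma_w$ be an element with data $(n-w,w)$: an involution that is $-1$ on $w$ units. Then $S_{\sigma_w}=2n-2w$. Type $SU(n)$ means data $(0,0;n)$. $\mathfrak t^k$ denotes the Lie algebra of a $k$-dimensional torus.

\subsection{The criterion}

Subalgebras $\mathfrak z_1,\dots,\mathfrak z_L\subset\mathfrak g$ are called \emph{separated} if $\bigcap_i\operatorname{Ad}(g_i)\mathfrak z_i=0$ for some $g_i\in G$; a tuple $(x_i)$ is separated if $(\mathfrak z(x_i))$ is.

\begin{lemma}\label{lem:crit}
The following are equivalent: (a) $(x_1,\dots,x_L)$ is absolutely continuous; (b) $C_{x_1}\cdots C_{x_L}$ has non-empty interior; (c) $(x_1,\dots,x_L)$ is separated.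
\end{lemma}

\begin{proof}
Let $\Phi:G^L\to G$, $\Phi(g)=\prod_ig_ix_ig_i^{-1}$, and $y_i=g_ix_ig_i^{-1}$. Replacing $g_i$ by $e^{tZ}g_i$ changes $y_i$ with right-trivialized velocity $Z-\operatorname{Ad}(y_i)Z$. So the right-trivialized image of $d\Phi$ at $g$ is $\sum_i\operatorname{Ad}(y_1\cdots y_{i-1})\operatorname{Im}(1-\operatorname{Ad}y_i)$. Since $\operatorname{Im}(1-\operatorname{Ad}y)^\perp=\ker(1-\operatorname{Ad}y^{-1})=\mathfrak z(y)$, a vector $X$ is orthogonal to the image iff $\operatorname{Ad}(y_1\cdots y_{i-1})^{-1}X\in\mathfrak z(y_i)$ for all $i$. For $i=1$ this says $X\in\mathfrak z(y_1)$, so $\operatorname{Ad}(y_1)^{-1}X=X$; continuing, it says $X\in\bigcap_i\mathfrak z(y_i)$. Hence $d\Phi$ is onto at $g$ iff $\bigcap_i\operatorname{Ad}(g_i)\mathfrak z(x_i)=0$.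

The convolution is the image under $\Phi$ of the Haar probability measure on $G^L$. If $d\Phi$ is onto somewhere, then the image has interior, and the critical points form the zero set of a non-zero analytic function on the connected manifold $G^L$, a null set. Off it $\Phi$ is a submersion, so preimages of null sets are null, and the convolution is absolutely continuous. If $d\Phi$ is nowhere onto, then the image is null by Sard's theorem, and neither (a) nor (b) holds.
\end{proof}

\begin{lemma}\label{lem:moves}
\begin{itemize}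
\item[(a)] If $\mathfrak z_i\subset\mathfrak z_i'$ and $(\mathfrak z_i')$ is separated, so is $(\mathfrak z_i)$. If a subtuple is separated, so is the tuple. The order is irrelevant.
\item[(b)] If $y\in C_{x_1}C_{x_2}$ and $(y,x_3,\dots,x_L)$ is separated, then $(x_1,\dots,x_L)$ is separated.
\item[(c)] The set of $(g_i)$ with $\bigcap_i\operatorname{Ad}(g_i)\mathfrak z_i=0$ is open in $G^L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is clear. For (b), $C_{x_1}C_{x_2}$ is conjugation invariant, so $C_yC_{x_3}\cdots C_{x_L}\subset C_{x_1}\cdots C_{x_L}$, and Lemma~\ref{lem:crit} applies. For (c), a limit of unit vectors in such intersections lies in the intersection at the limit position, so the complement is closed.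
\end{proof}

Since separation depends only on the algebras $\mathfrak z(x_i)$, we may change angles, replace $x$ by $-x$, or enlarge elements before using (b).

\subsection{Two first-order lemmas}

To show that a generic position works we exhibit one. Explicit positions with zero intersection are hard to write down; degenerate positions with a small intersection are easy. The following lemmas say when a first-order move away from a degenerate position kills what is left.

\begin{lemma}\label{lem:xi}
Let $\mathfrak z_1,\mathfrak z_2\subset\mathfrak g$ be subalgebras, $\mathfrak q_i=\mathfrak z_i^\perp$, $\mathfrak h=\mathfrak z_1\cap\mathfrak z_2$. If some $\xi\in\mathfrak q_1\cap\mathfrak q_2$ commutes with no non-zero $X\in\mathfrak h$, then $(\mathfrak z_1,\mathfrak z_2)$ is separated.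
\end{lemma}

\begin{proof}
Otherwise for each $t>0$ there is a unit vector $X_t=\operatorname{Ad}(e^{t\xi})Y_t\in\mathfrak z_2$ with $Y_t\in\mathfrak z_1$. Along a sequence $t\to0$ both $X_t$ and $Y_t$ converge to some $X_0\in\mathfrak h$, $|X_0|=1$. For $\eta\in\mathfrak q_1\cap\mathfrak q_2$,
\[
0=\langle X_t,\eta\rangle=\langle Y_t,\eta\rangle+t\langle[\xi,Y_t],\eta\rangle+O(t^2)=t\langle[\xi,Y_t],\eta\rangle+O(t^2),
\]
so $[\xi,X_0]\perp\mathfrak q_1\cap\mathfrak q_2$. But $[\mathfrak h,\mathfrak q_i]\subset\mathfrak q_i$ by invariance of the inner product, so $[\xi,X_0]\in\mathfrak q_1\cap\mathfrak q_2$. Hence $[\xi,X_0]=0$, a contradiction.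
\end{proof}

\begin{lemma}\label{lem:curve}
Let $\mathfrak k\times E\to E$, $(X,p)\mapsto X\cdot p$, be bilinear (finite-dimensional real spaces), $p(t)$ a $C^1$ curve in $E$, $p_0=p(0)$, $\delta=p'(0)$. Suppose that $X_0\in\mathfrak k$, $X_0\cdot p_0=0$ and $X_0\cdot\delta\in\mathfrak k\cdot p_0$ imply $X_0=0$. Then for all small $t>0$: $X\cdot p(t)=0$ implies $X=0$.
\end{lemma}

\begin{proof}
Otherwise there are unit vectors $X_t$ with $X_t\cdot p(t)=0$ along a sequence $t\to0$, with a limit point $X_0$. Then $X_0\cdot p_0=0$, and $X_t\cdot\frac{p(t)-p_0}t=-\frac1tX_t\cdot p_0$ lies in the linear subspace $\mathfrak k\cdot p_0=\{Y\cdot p_0:Y\in\mathfrak k\}$. In the limit $X_0\cdot\delta\in\mathfrak k\cdot p_0$, a contradiction.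
\end{proof}

In our uses $p$ is a tuple of forms or of complex structures and $X\cdot p=0$ says that $X$ respects them. The algebra $\mathfrak k$ and the point $p_0$ will be block diagonal for some decomposition; then so is everything in $\mathfrak k\cdot p_0$, and the condition on $X_0\cdot\delta$ says at least that \emph{its off-diagonal blocks vanish}.

\subsection{Three matrix facts}

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(E)] If $C\in\mathfrak{su}(2)$ has two linearly independent, non-orthogonal row eigenvectors (or column eigenvectors), then $C=0$.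
\item[(N)] If $A,B$ are skew-Hermitian and $AN=NB$, then $B$ commutes with $N^*N$ and $A$ with $NN^*$.
\item[(Q)] Let $M$ be a complex skew-Hermitian $d\times d$ matrix which, as a quaternionic matrix, commutes with $\mathrm{diag}(\cos\psi_l\,\mathbf i+\sin\psi_l\,\mathbf j)$, where $\psi_l\in(0,\pi/2)$ are distinct. Then $M=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(E) Eigenvectors of a skew-Hermitian matrix for different eigenvalues are orthogonal, and adjoints of row eigenvectors are column eigenvectors. So $C$ is scalar, and it is traceless. (N) $N^*NB=N^*AN$ is skew-Hermitian, hence equals $-(N^*NB)^*=BN^*N$; likewise $ANN^*=NBN^*$ is skew-Hermitian, hence equals $NN^*A$. (Q) Let $\Sigma=\mathrm{diag}(\sin\psi_l)$. Since $\mathbf jM=\bar M\mathbf j$, comparing the $\mathbb C\mathbf j$-parts gives $M\Sigma=\Sigma\bar M$. With $M=P+iQ$, $P$ real skew and $Q$ real symmetric, this reads $P\Sigma=\Sigma P$ and $Q\Sigma=-\Sigma Q$. As the $\sin\psi_l$ are positive and distinct, $Q=0$, and $P$ is diagonal and skew, so $P=0$.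
\end{proof}

\section{Pairs with a symmetric element: families of forms}\label{sec:forms}

\subsection{The smallest case}

\begin{example}\label{ex:p1}
Let $G=Sp(n)$ and $x=\sigma_1$, with $(-1)$-space a quaternionic line $V$. Since $S_x=2n-2$, the pair $(x,y)$ is eligible iff $S_y\le2$, i.e.\ the A-summands of $y$ have at most one unit and the B-summands at most two. Let $X\in\mathfrak z(x)\cap\mathfrak z(y)$. It preserves $V\cong\mathbb H=\mathbb C^2$ and acts there by some $X'\in\mathfrak{sp}(1)=\mathfrak{su}(2)$. The projection of $V$ to each summand of $y$ intertwines $X'$ with $X$, so $X'$ stabilizes the forms obtained by pulling back the norms of the summands. A one-unit A-summand gives a multiple of $|q|^2$ and no new information. On a B-summand $X$ commutes with $J$, and so preserves the complex subspace $B^+$ where $J$ is right multiplication by $\mathbf i$; this gives a \emph{complex} Hermitian form on $\mathbb C^2$, of rank $1$ or $2$ (generically) according to the number of units.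

One complex Hermitian form on $\mathbb C^2$ always has a non-zero stabilizer in $\mathfrak{su}(2)$. Two need not: if $X'$ stabilizes $|z|^2$, then $X'=\mathrm{diag}(i\theta,-i\theta)$ in the coordinates $(z,w)$, and if it also stabilizes $|z+w|^2$, then $(1,1)$ is a row eigenvector, so $i\theta=-i\theta$ and $X'=0$. So everything depends on whether $y$ has two B-summands. If $n\ge5$ and $S_y\le2$ it does, because the B-summands have at least $n-2\ge3$ units together and at most two each. If $n=4$, data $(1,1;2)$ leave only one B-summand; this is the origin of the counterexample in Section~\ref{sec:exc}.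
\end{example}

\subsection{The transfer lemma}

Let $p\ge1$ and $p_{\mathbb C}=2p$ if $F=\mathbb H$, $p_{\mathbb C}=p$ if $F=\mathbb R$. An \emph{$F$-form} on $F^p$ is an $F$-Hermitian (for $F=\mathbb R$: real symmetric) form. A \emph{complex form} is a complex Hermitian form on $\mathbb C^{p_{\mathbb C}}$, where $\mathbb C^{2p}=\mathbb H^p$, resp.\ $\mathbb C^p=\mathbb R^p\otimes\mathbb C$. All forms will be positive semidefinite (PSD). An $X\in\mathfrak{gl}_p(F)$ \emph{stabilizes} a form with matrix $K$ if $X^*K+KX=0$; for skew $X$ this says $[K,X]=0$. If $\ell$ is a row (a linear functional), the form $|\ell|^2$ has matrix $\ell^*\ell$.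

A tuple $(\alpha_1,\alpha_2;\beta_1,\dots,\beta_m)$ is \emph{admissible} if $0\le\alpha_a\le p$ and $0\le\beta_b\le p_{\mathbb C}$. We call an admissible tuple \emph{$p$-rigid} if there are PSD $F$-forms $G_a$ of rank $\alpha_a$ and PSD complex forms $K_b$ of rank $\beta_b$ whose joint stabilizer in $\mathfrak{gl}_p(F)$ is $0$. The order of $\alpha_1,\alpha_2$ and that of the $\beta$'s are irrelevant, and zeros may be appended to the $\beta$'s.

\begin{lemma}\label{lem:transfer}
Let $\mathfrak z_1$ be the stabilizer in $\mathfrak g$ of an orthogonal decomposition $W=V\oplus V^\perp$, $\dim_FV=p$. Let $y$ have A-summands $A_a$ of $F$-dimensions $\alpha_1,\alpha_2\le p$ and B-summands $B_b$ of $\beta_b\le p_{\mathbb C}$ units. Let $G_a,K_b$ be PSD forms of ranks $\alpha_a,\beta_b$ with joint stabilizer $\mathfrak s$, and assume that $\mathfrak s=0$ or that some $G_a$ is definite. Then there is an injective $F$-linear $T:F^p\to W$ such that, if we take $V=V_0:=T(F^p)$, the rule $TX'=XT$ defines an injective linear map $\mathfrak z_1\cap\mathfrak z(y)\to\mathfrak s$,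 $X\mapsto X'$. In particular, if $(\alpha_1,\alpha_2;\beta_1,\dots)$ is $p$-rigid, then $(\mathfrak z_1,\mathfrak z(y))$ is separated.
\end{lemma}

\begin{proof}
Choose $F$-linear surjections $T_a:F^p\to A_a$ with $|T_a\,\cdot|^2=G_a$. For a B-summand $B$ of $\beta$ units put $B^+=(B,J)$ if $F=\mathbb R$, and $B^+=\{b:Jb=b\mathbf i\}$ if $F=\mathbb H$. In the latter case $J(b\mathbf j)=b\mathbf i\mathbf j=-(b\mathbf j)\mathbf i$ for $b\in B^+$, so $B=B^+\oplus B^+\mathbf j$. In both cases $B^+$ is a complex Hermitian space of dimension $\beta$. Choose a complex-linear surjection $T^+:\mathbb C^{p_{\mathbb C}}\to B^+$ inducing the form $K$. It comes from an $F$-linear map $T_B:F^p\to B$. For $F=\mathbb R$ this is the restriction to $\mathbb R^p$. For $F=\mathbb H$ put $T_B(v)=T^+(v)-T^+(v\mathbf j)\mathbf j$. This is complex linear, since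
\[
T_B(v\mathbf i)=T^+(v)\mathbf i+T^+(v\mathbf j\mathbf i)\mathbf j=T^+(v)\mathbf i+T^+(v\mathbf j)\mathbf i\mathbf j=T_B(v)\mathbf i ,
\]
and $T_B(v\mathbf j)=T^+(v\mathbf j)+T^+(v)\mathbf j=T_B(v)\mathbf j$; its $B^+$-component is $T^+$. Let $T=(T_a,T_{B_b}):F^p\to W$. If some $G_a$ is definite, $T$ is injective. If $\mathfrak s=0$ it is injective too, since an $X'$ with image in $\ker T$ satisfies $T_aX'=0$, $T^+X'=0$ and hence stabilizes all forms. As $G$ is transitive on $p$-dimensional subspaces, we may take $V=V_0$.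

Let $X\in\mathfrak z_1\cap\mathfrak z(y)$. It preserves $V_0$, so $X'$ is defined. Since $X$ preserves the summands and commutes with the $J$'s, it preserves $B_b^+$ and acts there by a skew-Hermitian map, and $T_aX'=XT_a$, $T^+X'=XT^+$. As $X$ is skew, $X'$ stabilizes all $G_a$ and $K_b$. If $X'=0$, then $X=0$ on $A_a$ and on $B_b^+$, because $T_a$ and $T^+$ are onto; hence $X=0$ on $B_b$, and $X=0$.
\end{proof}

\begin{lemma}\label{lem:mono}
(a) If a tuple is $p$-rigid, so is every componentwise larger admissible tuple. (b) If $(\alpha_1,\alpha_2;\dots,\beta+\beta',\dots)$ is $p$-rigid, so is $(\alpha_1,\alpha_2;\dots,\beta,\beta',\dots)$.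
\end{lemma}

\begin{proof}
(a) Having zero stabilizer is the injectivity of a linear map depending continuously on the forms, hence an open condition; and a PSD form of rank $r$ is a limit of PSD forms of rank $r+1$ if $r$ is not maximal. (b) Write a PSD form of rank $\beta+\beta'$ as a sum of PSD forms of ranks $\beta,\beta'$; what stabilizes both stabilizes the sum.
\end{proof}

So only minimal tuples matter. The next lemma provides complex forms of large rank with small stabilizer; the remaining forms then have little to kill.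

\begin{lemma}\label{lem:oneform}
(H) For $0\le m\le p$ there is a PSD complex form on $\mathbb H^p$ of rank $2p-m$ with stabilizer $\mathfrak u(m)\oplus\mathfrak t^{p-m}$: complex skew-Hermitian matrices in the first $m$ coordinates, $\mathrm{diag}(i\theta_l)$ in the others.

(R) For $p$ even and $0\le2m\le p$ there is a PSD complex form on $\mathbb R^p$ of rank $p-m$ with stabilizer $\mathfrak u(m)\oplus\mathfrak{so}(2)^{p/2-m}$ on $\mathbb R^{2m}\oplus(\mathbb R^2)^{p/2-m}$.
\end{lemma}

\begin{proof}
Let $d_l=1$ for $l\le m$ and let the other $d_l\in(0,1)$ be distinct.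

(H) Let $K=I+D$, $D=\mathrm{diag}(d,-d)$ in $(z,w)$; it is PSD of rank $2p-m$. The antilinear map $q\mapsto q\mathbf j$, i.e.\ $(z,w)\mapsto(-\bar w,\bar z)$, commutes with $X\in\mathfrak{gl}_p(\mathbb H)$ and $X^*$ and anticommutes with $D$. So conjugating $X^*K+KX=0$ by it gives the same equation with $-D$ in place of $D$, and the equation splits into $X^*+X=0$ and $X^*D+DX=0$, i.e.\ $X$ is skew and $[D,X]=0$. In the blocks of \eqref{eq:AB} this says $A_{kl}(d_k-d_l)=0$ and $B_{kl}(d_k+d_l)=0$. So $B=0$ and $A$ is as claimed.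

(R) Let $K=I+iY$, $Y=\bigoplus_{l\le p/2}d_lJ_2$ with $J_2=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. As $iJ_2$ has eigenvalues $\pm1$, $K$ is PSD of rank $p-m$. Real and imaginary parts of $X^TK+KX=0$ say that $X$ is skew and $[X,Y]=0$. Then $X$ commutes with $Y^2$, so it preserves $\mathbb R^{2m}$ and each remaining plane, and on $\mathbb R^{2m}$ it commutes with the complex structure $Y$. Conversely, all such skew $X$ commute with $Y$.
\end{proof}

\begin{example}\label{ex:model}
Let $F=\mathbb H$, $p=2$, and let us see that $(0,0;3,1)$ is $2$-rigid. Lemma~\ref{lem:oneform} with $m=1$ gives a form of rank $3$ with stabilizer $\{\mathrm{diag}(i\theta_1,i\theta_2)\}$. The form $|z_1+w_1|^2$ kills $\theta_1$ as in Example~\ref{ex:p1}, but does not see $\theta_2$. So we tilt it: $|z_1+w_1+tz_2|^2$ with $t>0$. In coordinates $(z_1,z_2,w_1,w_2)$ the row $\ell=(1,t,1,0)$ must be an eigenvector, $\ell X=(i\theta_1,it\theta_2,-i\theta_1,0)=c\,\ell$, so $\theta_1=c=0$ and $t\theta_2=0$. In terms of Lemma~\ref{lem:curve}: the degenerate form $t=0$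 kills $\theta_1$, and the off-diagonal entry $i\theta_2$ of the first-order term kills $\theta_2$. The proofs below follow this pattern.
\end{example}

\subsection{Rigid tuples}

\begin{proposition}\label{prop:H}
Let $F=\mathbb H$, $p\ge2$, $p\ge\alpha_1\ge\alpha_2\ge 0$, $2\le\beta\le2p-1$, $\alpha_1+\alpha_2+\beta=2p$, and not $p=2$, $(\alpha_1,\alpha_2;\beta)=(2,0;2)$. Then $(\alpha_1,\alpha_2;\beta)$ is $p$-rigid.
\end{proposition}

\begin{proof}
\emph{Case I: $\beta\le p$.} Here the two $F$-forms do most of the work. Put $a=p-\alpha_2\ge b=p-\alpha_1$ and $r=p-\beta$, so $a+b=\beta$ and $a+b+r=p$. On $\mathbb H^a\oplus\mathbb H^b\oplus\mathbb H^r$ let $G_1=\mathrm{diag}(1_a,0_b,g_1,\dots,g_r)$ with distinct $0<g_i<1$, and $G_2=I-G_1$. Their ranks are $a+r=\alpha_1$ and $b+r=\alpha_2$. As $G_1+G_2=I$, a stabilizing $X$ is skew and commutes with $G_1$; so the stabilizer is $\mathfrak h_0=\mathfrak{sp}(a)\oplus\mathfrak{sp}(b)\oplus\mathfrak{sp}(1)^r$.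

Let $K(t)=\sum_{k=1}^\beta\lambda_k|z_k+t\zeta_k|^2$, where $\lambda_k>0$ are distinct and $\zeta_k$ are complex-linear functionals (rows) to be chosen; for small $t$ it has rank $\beta$. Apply Lemma~\ref{lem:curve} to $\mathfrak k=\mathfrak h_0$ and $X\cdot K=[K,X]$, with
\[
K_0=\mathrm{diag}(\Lambda,0)\ \ (\Lambda=\mathrm{diag}(\lambda_k)\text{ on }z_1,\dots,z_\beta),\qquad \Delta=K'(0)=\sum_k\lambda_k(e_k\zeta_k+\zeta_k^*e_k^*),
\]
$e_k$ being the unit column of $z_k$. If $X_0\in\mathfrak h_0$ commutes with $K_0$, its blocks on the first $\beta$ coordinates satisfy $A\Lambda=\Lambda A$ and $\Lambda\bar B=0$. So $X_0=\mathrm{diag}(i\theta_k)_{k\le\beta}\oplus(x_1,\dots,x_r)$ with $x_i\in\mathfrak{sp}(1)=\mathfrak{su}(2)$. We must choose the $\zeta_k$ so that $[\Delta,X_0]=[K_0,Y]$ with $Y\in\mathfrak h_0$ forces $X_0=0$. The right side is block diagonal for $\mathbb H^a\oplus\mathbb H^b\oplus\mathbb H\oplus\dots\oplus\mathbb H$.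

If $r\ge1$: let $\zeta_{k,i}\in\mathbb C^2$ be the restriction of $\zeta_k$ to the $i$-th coordinate of $\mathbb H^r$. Choose $\zeta_{1,i}=(1,0)$, $\zeta_{k,i}=(1,1)$ for $k\ge2$, and all other components $0$. The block (row $z_k$, coordinate $i$) gives $\zeta_{k,i}x_i=i\theta_k\zeta_{k,i}$. As $\beta\ge2$, (E) gives $x_i=0$, and then $\theta_k=0$ for all $k$.

If $r=0$ and $b\ge1$: let $\zeta_k=\sum_{l>a}(z_l+w_l)$ for $k\le a$ and $\zeta_k=0$ for $k>a$. Since $X_0$ acts by $i\theta_l$ on $z_l$ and by $-i\theta_l$ on $w_l$, the entries $(z_k,z_l)$ and $(z_k,w_l)$, $k\le a<l$, give $\theta_l-\theta_k=0=\theta_l+\theta_k$. As $a\ge b\ge1$, $X_0=0$.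

If $r=b=0$: then $(\alpha_1,\alpha_2;\beta)=(p,0;p)$ and $p\ge3$. There are no off-diagonal blocks, so the actual shape of $[K_0,Y]$ must be used: its $(z,w)$-block is $-\Lambda\bar B$ with $B$ symmetric. Let $\zeta_k=\sum_{l>k}w_l$. The entry $(z_k,w_l)$ of $[\Delta,X_0]$ is $-i\lambda_k(\theta_k+\theta_l)$ for $k<l$ and $0$ for $k\ge l$. So $\bar B_{kl}=i(\theta_k+\theta_l)$ and $\bar B_{lk}=0$ for $k<l$. By symmetry $\theta_k+\theta_l=0$ for all $k\ne l$, and $p\ge3$ gives $\theta=0$. (For $p=2$ one parameter would survive here.)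

\emph{Case II: $\beta\ge p+1$.} Now the complex form does most of the work. Put $m=2p-\beta=\alpha_1+\alpha_2\in[1,p-1]$ and take $K$ from Lemma~\ref{lem:oneform}(H), of rank $2p-m=\beta$, with stabilizer $\mathfrak k=\mathfrak u(m)\oplus\mathfrak t^{p-m}$. Let $I_1\sqcup I_2=\{1,\dots,m\}$ with $|I_a|=\alpha_a$, and
\[
G_a(t)=\sum_{h\in I_a}\tau_h\Bigl|q_h+t\sum_{l>m}(1+\mathbf j)q_l\Bigr|^2,\qquad\tau_h>0\text{ distinct}.
\]
Apply Lemma~\ref{lem:curve} to $\mathfrak k$ and the pair $(G_1(t),G_2(t))$. If $X_0\in\mathfrak k$ stabilizes $G_1(0),G_2(0)$, it commutes with $\mathrm{diag}(\tau)$ on $\mathbb H^m$, so $X_0=\mathrm{diag}(i\theta_1,\dots,i\theta_p)$. For $Y\in\mathfrak k$, $[G_a(0),Y]$ is block diagonal for $\mathbb H^m\oplus\mathbb H^{p-m}$. So the entries $(h,l)$, $h\le m<l$, give $(1+\mathbf j)\mathbf i\theta_l=\mathbf i\theta_h(1+\mathbf j)$, i.e.\ $\theta_l(\mathbf i-\mathbf k)=\theta_h(\mathbf i+\mathbf k)$, whence $\theta_l=\theta_h=0$. Both ranges of indices are non-empty, so $X_0=0$.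
\end{proof}

The next proposition extends Example~\ref{ex:model} to all $p$.

\begin{proposition}\label{prop:HH}
Let $F=\mathbb H$, $p\ge1$, $\beta_1+\beta_2=2p$, $\beta_i\ge1$. Then $(0,0;\beta_1,\beta_2)$ is $p$-rigid.
\end{proposition}

\begin{proof}
We may assume $\beta_2=b\le p$. Take $K_1$ from Lemma~\ref{lem:oneform}(H) with $m=b$, of rank $\beta_1$, $\mathfrak k=\mathfrak u(b)\oplus\mathfrak t^{p-b}$. Let $K_2(t)=\sum_{l\le b}\tau_l|z_l+w_l+t\rho_l|^2$ with distinct $\tau_l>0$, $\rho_1=\sum_{k>b}z_k$ and $\rho_l=0$ for $l\ge2$. Let $X_0\in\mathfrak k$ stabilize $K_2(0)$, and let $A$ be its block on the first $b$ coordinates. Then $\mathrm{diag}(A,\bar A)$ commutes with $\begin{pmatrix}\Lambda&\Lambda\\\Lambda&\Lambda\end{pmatrix}$, $\Lambda=\mathrm{diag}(\tau)$, i.e.\ $A\Lambda=\Lambda A=\Lambda\bar A$. So $A$ is diagonal, real and skew-Hermitian: $A=0$, $X_0=\mathrm{diag}(i\theta_k)_{k>b}$. All $[K_2(0),Y]$, $Y\in\mathfrak k$, vanish outside the $\mathbb H^b$-block, and the entry $(z_1,z_k)$, $k>b$, of $[K_2'(0),X_0]$ is $i\tau_1\theta_k$.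 So $X_0=0$, and Lemma~\ref{lem:curve} applies.
\end{proof}

\begin{proposition}\label{prop:R}
Let $F=\mathbb R$ and $p\ge2$ even. The following tuples are $p$-rigid: (i) $(p,p;0)$; (ii) $(\alpha_1,\alpha_2;\beta)$ with $0\le\alpha_i\le p$ even, $1\le\beta\le p-1$, $\alpha_1+\alpha_2+2\beta=2p$; (iii) $(0,0;\beta_1,\beta_2)$ with $\beta_i\ge1$, $\beta_1+\beta_2=p$.
\end{proposition}

\begin{proof}
(i) Take $G_1=I$ and $G_2$ diagonal with distinct positive entries.

(ii) \emph{$\beta\le p/2$.} Put $a=p-\alpha_2$, $b=p-\alpha_1$, $r=p-2\beta$, so $a+b=2\beta$. Take $G_1=\mathrm{diag}(1_a,0_b,g_1,\dots,g_r)$ and $G_2=I-G_1$ as in Case~I above; their ranks are $\alpha_1,\alpha_2$ and their stabilizer is $\mathfrak{so}(a)\oplus\mathfrak{so}(b)$, acting on $\mathbb R^{a+b}=\mathbb R^{2\beta}$. Group the coordinates of $\mathbb R^{2\beta}$ into pairs $x_k,y_k$ and let $K=\sum_{k\le\beta}|\mu_kx_k+i\nu_ky_k|^2$ with all $\mu_k,\nu_k>0$ distinct. It has rank $\beta$. A real skew $X$ commuting with $K$ commutes with its real part $\mathrm{diag}(\mu_k^2,\nu_k^2)$,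 which has simple spectrum on $\mathbb R^{2\beta}$; so $X=0$.

\emph{$\beta>p/2$.} Put $m=p-\beta$, so $1\le m<p/2$ and $\alpha_1+\alpha_2=2m$, say $\alpha_1\ge2$. Take $K$ from Lemma~\ref{lem:oneform}(R), of rank $\beta$, with stabilizer $\mathfrak k=\mathfrak u(m)\oplus\mathfrak{so}(2)^{p/2-m}$. Let $x_1,\dots,x_{2m}$ be the coordinates of $\mathbb R^{2m}$, $\xi$ a real functional on $\mathbb R^{p-2m}$ that is non-zero on each of its planes, $I_1\sqcup I_2=\{1,\dots,2m-1\}$ with $|I_1|=\alpha_1-1$, $|I_2|=\alpha_2$, and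
\[
G_1=\xi^T\xi+\sum_{h\in I_1}\tau_hx_h^2,\qquad G_2=\sum_{h\in I_2}\tau_hx_h^2,\qquad \tau_h>0\text{ distinct},
\]
of ranks $\alpha_1,\alpha_2$. Let $X\in\mathfrak k$ stabilize both. On $\mathbb R^{2m}$ it is skew and commutes with $\mathrm{diag}(\tau_1,\dots,\tau_{2m-1},0)$, so it is $0$ there. On $\mathbb R^{p-2m}$ it commutes with $\xi^T\xi$, so $X\xi^T$ is a multiple of $\xi^T$, and $X\xi^T=0$ by skewness. As $X$ is a multiple of $J_2$ on each plane and $\xi$ has a non-zero component there, $X=0$.

(iii) We may assume $b=\beta_2\le p/2$. Take $K_1$ from Lemma~\ref{lem:oneform}(R) with $m=b$, of rank $\beta_1$. Let $x_l+iy_l$ be the coordinates of $\mathbb C^b=\mathbb R^{2b}$ and $K_2(t)=\sum_{l\le b}\tau_l|x_l+t\rho_l|^2$ with distinct $\tau_l>0$, $\rho_1$ a real functional non-zero on each plane of $\mathbb R^{p-2b}$, $\rho_l=0$ for $l\ge2$. If $X_0$ stabilizes $K_1$ and $K_2(0)$, its block $A=P+iQ\in\mathfrak u(b)$, which acts as $\begin{pmatrix}P&-Q\\Q&P\end{pmatrix}$ on $(x,y)$, commutes with $\mathrm{diag}(\Lambda,0)$, $\Lambda=\mathrm{diag}(\tau)$.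 So $Q=0$, and the real skew $P$ commutes with $\Lambda$, so $P=0$. For $Y$ in the stabilizer of $K_1$, $[K_2(0),Y]$ vanishes outside the $\mathbb R^{2b}$-block, and the off-diagonal block in row $x_1$ of $[K_2'(0),X_0]$ is $\tau_1\rho_1X_0$. So $\rho_1X_0=0$, $X_0=0$, and Lemma~\ref{lem:curve} applies.
\end{proof}

\section{Both elements have an A-summand}\label{sec:B}

If both $x$ and $y$ have all eigenspaces of dimension at most $n$ and neither is an involution with two equal eigenspaces, the previous reduction to a small space is not available. We now place the first A-summands $U,U'$ of $x,y$ in general position, which leaves a small common stabilizer $\mathfrak h_0$, and use the rest of the two structures to kill $\mathfrak h_0$.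

\begin{example}\label{ex:sp3}
Let $G=Sp(3)$ and let $x,y$ both have data $(1,1;1)$. Let $f,f',k$ be an orthonormal basis of $\mathbb H^3$, $U=f\mathbb H$ and $U'=(\cos\varphi f+\sin\varphi f')\mathbb H$, $0<\varphi<\pi/2$. A map $X\in\mathfrak{sp}(3)$ preserving $U$ and $U'$ has the form $\mathrm{diag}(x_1,x_1,x_2)$. The rest of $x$ is a one-unit B-summand in $U^\perp=\langle f',k\rangle$; let it be $f'\mathbb H$ with $J=\mathbf i$. So $x_1$ commutes with $\mathbf i$. The rest of $y$ is a one-unit B-summand in $U'^\perp=\langle f'',k\rangle$, $f''=-\sin\varphi f+\cos\varphi f'$. If we choose $f''\mathbb H$ with $J=\mathbf j$, then $x_1=0$, but nothing sees $x_2$. So we tilt: take the line of $q=\cos t\,f''+\sin t\,k$, $0<t<\pi/2$, and $J=q\,\mathbf j\,q^*$. If $X$ commutes with $J$, then $Xq=qc$, so $x_1=c=x_2$, and $c$ commutes with $\mathbf j$. Together, $X=0$. So $(x,y)$ is separated.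
\end{example}

\begin{proposition}\label{prop:B}
Let $x$ have data $(u,v;s)$ and $y$ data $(u',v';s')$ with $v\le u\le n/2$, $v'\le u'\le n/2$, $u,u'\ge1$, $s,s'\ge1$. Then $(x,y)$ is separated.
\end{proposition}

\begin{proof}
We may assume $u\ge u'$. Put $\kappa=1$ for $F=\mathbb H$, $\kappa=2$ for $F=\mathbb R$, and $a=u'$, $b=u-u'$, $c=n-u-u'$ (numbers of units), so $2a+b+c=n$ and $c-b=n-2u\ge0$.

\emph{Step 1: the position of $U,U'$.} Let $f_j,f_j'$ ($j\le\kappa a$), $g_l$ ($l\le\kappa b$), $k_l$ ($l\le\kappa c$) be an $F$-orthonormal basis of $W$, $0<\varphi_j<\pi/2$ distinct, $f_j''=-\sin\varphi_jf_j+\cos\varphi_jf_j'$, and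
\[
U=\langle f_j,g_l\rangle,\quad U'=\langle\cos\varphi_jf_j+\sin\varphi_jf_j'\rangle,\quad U^\perp=\langle f_j',k_l\rangle,\quad U'^\perp=\langle f_j'',g_l,k_l\rangle .
\]
Let $\mathfrak h_0$ be the set of $X\in\mathfrak g$ preserving $U$ and $U'$. Such $X$ commutes with $P_UP_{U'}P_U$, which is $\cos^2\varphi_j$ on $f_jF$ and $0$ on $\langle g\rangle$ and on $U^\perp$, and with $P_{U^\perp}P_{U'}P_{U^\perp}$, which is $\sin^2\varphi_j$ on $f_j'F$ and $0$ on $\langle k\rangle$ and on $U$. So it preserves all $f_jF$, $f_j'F$, $\langle g\rangle$ and $\langle k\rangle$. Preserving also $U'$, it acts on $f_j$, $f_j'$ and hence $f_j''$ by the same $x_j$. Thus $X=((x_j),X_g,X_k)$ and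
\[
\mathfrak h_0=\mathfrak{sp}(1)^a\oplus\mathfrak{sp}(b)\oplus\mathfrak{sp}(c),\qquad\text{resp.}\qquad \mathfrak h_0=\mathfrak{so}(2b)\oplus\mathfrak{so}(2c)\ \text{ with all }x_j=0 .
\]

\emph{Step 2: reduction to first order.} Let $U$ be the first A-summand of $x$. The rest of the structure of $x$ is a skew map $Y$ of $U^\perp$, equal to $0$ on the second A-summand and to $J$ on the B-summand; $\mathfrak z(x)$ consists of the $X\in\mathfrak g$ that preserve $U$ and commute with $Y$. Likewise $y$ is given by $U'$ and a skew map $Y'$ of $U'^\perp$. In type $D$ orientations do not matter since $u,u'\ge1$. So we need $Y,Y'$ of these types such that no non-zero $X\in\mathfrak h_0$ commutes with both. We use Lemma~\ref{lem:curve} with $\mathfrak k=\mathfrak h_0$ acting by commutators on pairs of endomorphisms of $W$ (all maps being extended by $0$), and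
\[
Y(t)=e^{t\eta}Y_0e^{-t\eta},\quad Y'(t)=e^{t\eta'}Y'_0e^{-t\eta'},\quad\delta=[\eta,Y_0],\quad\delta'=[\eta',Y'_0],
\]
$\eta,\eta'$ skew on $U^\perp$, $U'^\perp$. Let $Y_0$ be block diagonal for the $f_j'F$ and $\langle k\rangle$, and $Y_0'$ for the $f_j''F$, $\langle g\rangle$ and $\langle k\rangle$ (for $F=\mathbb R$: all $f'$ together, all $f''$ together). Then so are all $[Z,Y_0]$, $[Z,Y_0']$ with $Z\in\mathfrak h_0$. Hence it suffices to show: if $X_0\in\mathfrak h_0$ commutes with $Y_0,Y_0'$ and all off-diagonal blocks of $[X_0,\delta]$ and $[X_0,\delta']$ vanish, then $X_0=0$.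

\emph{Step 3: where the zeros go.} $Y_0$ and $Y_0'$ will be direct sums over units or groups of units. A zero of $Y_0$ or $Y_0'$ loses control over $X_0$, so we put zeros first where $X_0$ is easily controlled otherwise. On unit $1$ of $f'$, resp.\ $f''$, both maps are non-zero. The $v$ zero units of $Y_0$ are put first in the units $2,\dots,a$ of $f'$ and the rest, at most $b+1$ in number because $v\le u=a+b$, in $k$; there is room because $v+s=a+c$ and $s\ge1$. The $v'\le a$ zero units of $Y_0'$ are put in the units $2,\dots,a$ of $f''$ and, if $v'=a$, one more in $k$; in that case $b+c=s'\ge1$ and $c\ge b$ give $c\ge1$. Let $\mathcal F\subset k$ be the zero unit of $Y_0'$ in $k$, if there is one, $\mathcal E$ the set of units of $k$ outside $\mathcal F$ with $Y_0=0$, and $\mathcal D$ the set of other units of $k$ outside $\mathcal F$. We use the same letters for the subspaces they span. Then $|\mathcal F|\le1$ and $|\mathcal E|\le b+1$. Since $b\le c$, we can pair the units of $g$ injectively with units of $k$, $t\mapsto\pi(t)$, using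 units of $\mathcal E$ first; then at most one unit of $\mathcal E$ is unpaired.

\emph{Step 4: $F=\mathbb H$.} Let $Y_0$ and $Y_0'$ be diagonal with the entries below, where $\psi_l\in(0,\pi/2)$ are distinct; the last line records what commuting with $Y_0,Y_0'$ leaves of $X_0$.
\begin{center}
\begin{tabular}{l|c|c|c|c|c|c}
unit & $f_1',f_1''$ & $f_j',f_j''$, $j\ge2$ & $g$ & $\mathcal E$ & $l\in\mathcal D$ & $\mathcal F$\\ \hline
$Y_0$ & $\mathbf i$ & $\mathbf i$ or $0$ & --- & $0$ & $\mathbf i$ & $\mathbf i$ or $0$\\
$Y_0'$ & $\mathbf j$ & $\mathbf i$ or $0$ & $\mathbf i$ & $\mathbf i$ & $\cos\psi_l\mathbf i+\sin\psi_l\mathbf j$ & $0$\\ \hline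
$X_0$ & $0$ & $x_j$ & $A$ & $B$ & $0$ & $x_{\mathcal F}$
\end{tabular}
\end{center}
Let $X_0\in\mathfrak h_0$ commute with $Y_0,Y_0'$. Then $x_1$ commutes with $\mathbf i$ and $\mathbf j$, so $x_1=0$. $X_g=:A$ commutes with $\mathbf iI$, so $A\in\mathfrak u(b)$. $X_k$ preserves $\mathcal F=\ker Y_0'|_k$, then the kernel $\mathcal E$ of $Y_0$ on $k\ominus\mathcal F$, and so also $\mathcal D$. On $\mathcal E$ it commutes with $\mathbf iI$ and is some $B\in\mathfrak u(\mathcal E)$; on $\mathcal F$ it is some $x_{\mathcal F}\in\mathfrak{sp}(1)$; on $\mathcal D$ it commutes with $\mathbf iI$, so it is a complex matrix, and it vanishes by (Q).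

Now choose $\delta,\delta'$. The entry of $\delta$ between coordinates $l,l'$ with $Y_0=y_l,y_{l'}$ there is $\eta_{ll'}y_{l'}-y_l\eta_{ll'}$, and the entries above the diagonal can be chosen independently. It ranges over $\mathbb H$ if exactly one of $y_l,y_{l'}$ is $0$, takes non-zero values if both are non-zero, and ranges over $\mathbb C\mathbf j$ if $y_l=y_{l'}=\mathbf i$. The same holds for $\delta'$. All entries above the diagonal not listed are $0$.
\begin{itemize}
\item[(1)] $\delta_{f_1'f_j'}\ne0$ for $j\ge2$. Then $x_1\delta_{f_1'f_j'}-\delta_{f_1'f_j'}x_j=0$ and $x_1=0$ give $x_j=0$.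
\item[(2)] $\delta_{f_1'l}=1$ for $l\in\mathcal E$. This gives $(1,\dots,1)B=0$.
\item[(3)] $\delta'_{f_1''\mathcal F}=1$. This gives $x_{\mathcal F}=0$.
\item[(4)] $\delta'_{g_t,\pi(t)}=\sigma_t\mathbf j$ with distinct $\sigma_t>0$ if $\pi(t)\in\mathcal E$, and any allowed non-zero value otherwise.
\end{itemize}
The block $(g,k)$ gives $A\delta'=\delta'X_k$. The columns $\pi(t)\in\mathcal D\cup\mathcal F$ give $Ae_t=0$, as $X_k=0$ there. Let $N$ be the matrix with entries $N_{t,\pi(t)}=\sigma_t$ for $\pi(t)\in\mathcal E$ and $0$ otherwise. The columns in $\mathcal E$ give $AN\mathbf j=N\mathbf jB=N\bar B\mathbf j$, i.e.\ $AN=N\bar B$. By (N), $\bar B$ commutes with $N^*N$, which is diagonal with distinct entries (at most one of them $0$, because at most one unit of $\mathcal E$ is unpaired). So $B$ is diagonal, and (2) gives $B=0$. Then $AN=0$, so $Ae_t=0$ also for $\pi(t)\in\mathcal E$. Hence $A=0$ and $X_0=0$.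

\emph{Step 5: $F=\mathbb R$.} Here $X=0$ on all $f,f'$ for $X\in\mathfrak h_0$, but the blocks are real. All non-zero units of $Y_0$ in $f'$ and of $Y_0'$ in $f''$ carry $J_2$. On $g$ and $\mathcal E$ let $Y_0'=J$, a sum of $J_2$'s; $Y_0=0$ on $\mathcal E$; on $\mathcal F$, $Y_0'=0$ and $Y_0$ is $0$ or $J_2$ as prescribed. On $\mathcal D$, with $d$ units, write $\mathbb R^{2d}=\bigoplus_{\iota\le\lfloor d/2\rfloor}\mathbb H_\iota$, plus a summand $\mathbb R^2$ if $d$ is odd. Let $Y_0$ be left multiplication by $\mathbf i$ and $Y_0'$ left multiplication by $\cos\psi_\iota\,\mathbf i+\sin\psi_\iota\,\mathbf j$ on $\mathbb H_\iota$, with distinct $\psi_\iota\in(0,\pi/2)$; on $\mathbb R^2$ both are $J_2$.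

Let $X_0\in\mathfrak h_0$ commute with $Y_0,Y_0'$. As before it is some $A\in\mathfrak u(b)$ on $g$, it preserves $\mathcal F,\mathcal E,\mathcal D$, it is $B\in\mathfrak u(\mathcal E)$ on $\mathcal E$ and $x_{\mathcal F}\in\mathfrak{so}(2)$ on $\mathcal F$. On $\mathcal D$ it is some $X_{\mathcal D}$ that commutes with $Y_0Y_0'+Y_0'Y_0$, which is $-2\cos\psi_\iota$ on $\mathbb H_\iota$ and $-2$ on $\mathbb R^2$. These numbers are distinct, so $X_{\mathcal D}$ preserves these spaces. On $\mathbb H_\iota$ it commutes with left multiplication by $\mathbf i$ and $\mathbf j$ and is skew, so it is right multiplication by an imaginary quaternion; on $\mathbb R^2$ it lies in $\mathfrak{so}(2)$.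

Between spaces with complex structures $J'$ (rows) and $J''$ (columns) the possible off-diagonal blocks $\eta J''-J'\eta$ are exactly the $\delta$ with $\delta J''=-J'\delta$: every such block satisfies this, and given such $\delta$, the choice $\eta=-\delta J''/2$ gives $\eta J''-J'\eta=\frac12(\delta+J'\delta J'')=\delta$. If exactly one of the two structures is replaced by $0$, all blocks occur. Choose the following blocks, as linear maps from the column space to the row space, all others above the diagonal being $0$.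
\begin{itemize}
\item[(1)] $\delta$ with rows in unit $1$ of $f'$ and columns in $\mathcal D$: first row $w$, second row $wY_0$, where $w$ has a non-zero component in each $\mathbb H_\iota$ and in $\mathbb R^2$. This is allowed, as $\delta Y_0=\binom{wY_0}{-w}=-J_2\delta$. The block $(f',k)$ of $[X_0,\delta]$ is $-\delta X_k$, so $wX_{\mathcal D}=0$. Right multiplication by a non-zero imaginary quaternion is invertible, and so is a non-zero element of $\mathfrak{so}(2)$; hence $X_{\mathcal D}=0$.
\item[(2)] $\delta$ with rows in unit $1$ of $f'$ and columns in $\mathcal E$, where all blocks are allowed: first row a vector with non-zero component in each unit, second row $0$. The same block shows: if $B$ is diagonal, i.e.\ a sum of multiples of $J_2$ on the units, then $B=0$.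
\item[(3)] $\delta'$ with rows in unit $1$ of $f''$ and columns in $\mathcal F$, again arbitrary: rows $(1,0)$ and $(0,0)$. Thus $(1,0)x_{\mathcal F}=0$, and $x_{\mathcal F}=0$.
\item[(4)] $\delta'$ from $k$ to $g=\mathbb C^b$ (complex via $J$). On $\mathcal E=\mathbb C^{|\mathcal E|}$ (complex via $Y_0'=J$) it is $\mathbf v\mapsto N\bar{\mathbf v}$, with $N_{t,\pi(t)}=\sigma_t$, the $\sigma_t>0$ distinct, and other entries $0$. On $\mathcal D\cong\mathbb C^d$ (complex via $Y_0'$, with a complex basis whose elements serve as the units in the pairing $\pi$) it is the antilinear map sending the basis vector $\pi(t)$ to $e_t$ and unpaired ones to $0$. If $\pi(t)=\mathcal F$, it sends the first real basis vector of $\mathcal F$ to $e_t$ and the second to $0$. On $\mathcal E$ and $\mathcal D$ antilinearity is exactly the required condition $\delta'Y_0'=-J\delta'$, and on $\mathcal F$ all maps are allowed.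
\end{itemize}
The block $(g,k)$ gives $A\delta'=\delta'X_k$. Since $X_{\mathcal D}=0$ and $x_{\mathcal F}=0$, $Ae_t=0$ for $\pi(t)\in\mathcal D\cup\mathcal F$. On $\mathcal E$ we get $AN\bar{\mathbf v}=N\overline{B\mathbf v}$ for all $\mathbf v$, i.e.\ $AN=N\bar B$. As in Step~4, $B$ is diagonal by (N), $B=0$ by (2), and $AN=0$ gives $Ae_t=0$ for $\pi(t)\in\mathcal E$. So $X_0=0$.
\end{proof}

\section{One element of type \texorpdfstring{$SU(n)$}{SU(n)}}\label{sec:SU}

If $y$ has no A-summand, merging its B-summands enlarges it to type $SU(n)$. Then $\mathfrak z(y)^\perp$ consists of the maps anticommuting with a complex structure, and Lemma~\ref{lem:xi} is the convenient tool: we choose a degenerate position with small intersection $\mathfrak h$, and then a $\xi$ that no non-zero element of $\mathfrak h$ commutes with.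

\begin{proposition}\label{prop:C0}
In type $C_n$ let $x$ have data $(u,v;s)$, $v\le u\le n/2$, $s\ge1$, and let $y$ be of type $SU(n)$. Then $(x,y)$ is separated.
\end{proposition}

\begin{proof}
Let $W=\mathbb H^u\oplus\mathbb H^v\oplus\mathbb H^s$, where $x$ has the structure $\mathbf iI$ on $\mathbb H^s$, and let $y$ have the structure $J=\mathrm{diag}(\mathbf iI_u,\mathbf iI_v,J_1,\dots,J_s)$, $J_l=\cos\psi_l\,\mathbf i+\sin\psi_l\,\mathbf j$, with distinct $\psi_l\in(0,\pi/2)$. By (Q), $\mathfrak h=\mathfrak z(x)\cap\mathfrak z(y)=\mathfrak u(u)\oplus\mathfrak u(v)\oplus0$. Moreover $\mathfrak z(y)^\perp=\{\xi\in\mathfrak{sp}(n):\xi J=-J\xi\}$, and $\mathfrak z(x)^\perp$ contains all elements with zero diagonal blocks.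

For each $l$ there is $\omega\ne0$ in $\mathbb H$ with $\omega J_l=-\mathbf i\omega$: this says $\omega=\mathbf i\omega J_l$, and $\omega\mapsto\mathbf i\omega J_l$ is an involution that is not $-1$, since $\mathbf iJ_l\ne-1$. Let $\xi\in\mathfrak{sp}(n)$ have zero diagonal blocks and the following blocks above the diagonal.
\begin{itemize}
\item The $(u,v)$-block is $N\mathbf j$ with $N=\binom{\mathrm{diag}(\sigma_t)}{0}$, $\sigma_t>0$ distinct.
\item The $(u,s)$-block has exactly the entries $(t,t-v)$, $v<t\le u$, non-zero, each satisfying $\omega J_{t-v}=-\mathbf i\omega$. There is room since $s=n-u-v\ge u-v$.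
\item The $(v,s)$-block has all entries of the first column equal to one $\omega\ne0$ with $\omega J_1=-\mathbf i\omega$, and the other columns $0$.
\end{itemize}
These blocks satisfy the anticommutation relation with $J$, and the blocks below the diagonal then do so because $\xi J+J\xi$ is self-adjoint. So $\xi\in\mathfrak z(x)^\perp\cap\mathfrak z(y)^\perp$.

Let $X=(A,B,0)\in\mathfrak h$ commute with $\xi$. The $(u,v)$-block gives $AN=N\bar B$, so $B$ is diagonal by (N). The $(v,s)$-block gives $B(\omega,\dots,\omega)^T=0$, so $B=0$. Then $AN=0$ gives $Ae_t=0$ for $t\le v$, and the $(u,s)$-block gives $Ae_t=0$ for $t>v$. So $X=0$, and Lemma~\ref{lem:xi} applies.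
\end{proof}

For the rest of this section we are in type $D_n$, $n\ge5$. Let $W=\mathbb C^n$ with $J=i$, so $\mathfrak u(n)\subset\mathfrak{so}(2n)$. The antilinear map $\mathbf v\mapsto\omega\bar{\mathbf v}$ is skew iff $\omega^T=-\omega$, and these maps form $\mathfrak u(n)^\perp$. We write $\omega$ also for the map. An $X\in\mathfrak u(n)$ commutes with it iff $X\omega=\omega\bar X$, i.e.\ $X\omega+\omega X^T=0$.

\begin{lemma}\label{lem:K}
Let $d,v,g\ge0$, $u=d+v$, $s=d+g\ge1$, and assume one of
\[
\text{(1) }v\ge1,\ d\ge1;\qquad\text{(2) }v\ge1,\ d=0;\qquad\text{(3) }v=0,\ d\ge3;\qquad\text{(4) }v=0,\ d=2,\ g\ge1 .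
\]
Then there is a complex skew-symmetric $\omega$ on $\mathbb C^u\oplus\mathbb C^v\oplus\mathbb C^s$ with $\omega_{uu}=0$, $\omega_{vv}=0$ such that $X=(A,B,C)\in\mathfrak u(u)\oplus\mathfrak u(v)\oplus\mathfrak u(s)$ and $X\omega+\omega X^T=0$ imply $X=0$.
\end{lemma}

\begin{proof}
We first choose blocks that make $X$ nearly diagonal, then blocks that kill the diagonal. Blocks and entries of $\omega$ not specified (above the diagonal) are $0$.

Let $\omega_{uv}=\binom{\mathrm{diag}(\sigma_t)}{0}$, $\sigma_t>0$ distinct. Then $A\omega_{uv}=-\omega_{uv}B^T=\omega_{uv}\bar B$. By (N), $\bar B$ commutes with $\mathrm{diag}(\sigma_t^2)$ and $A$ with $\mathrm{diag}(\sigma_t^2,0_d)$, so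
\[
A=\mathrm{diag}(\alpha_t)_{t\le v}\oplus A'',\qquad B=\mathrm{diag}(-\alpha_t),\qquad A''\in\mathfrak u(d),\ \alpha_t\in i\mathbb R .
\]
Write $\mathbb C^s=\mathbb C^d\oplus\mathbb C^g$, and let the last $d$ rows of $\omega_{us}$ be $M=(\mathrm{diag}(\tau_j),0)$, $\tau_j>0$ distinct. Then $A''M=-MC^T$. By (N), $C^T$ commutes with $\mathrm{diag}(\tau_j^2,0_g)$, so
\[
C=\mathrm{diag}(c_1,\dots,c_d)\oplus C'',\qquad A''=-\mathrm{diag}(c_j),\qquad c_j\in i\mathbb R,\ C''\in\mathfrak u(g).
\]
Let
\[
\omega_{ss}=\begin{pmatrix}\omega_d&\kappa\\-\kappa^T&\omega_g\end{pmatrix},\qquad\omega_g=\bigoplus_i\nu_i\varepsilon\ (\oplus\,0\text{ if }g\text{ is odd}),\qquad\varepsilon=\begin{pmatrix}0&1\\-1&0\end{pmatrix},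
\]
$\nu_i>0$ distinct. From $C''\omega_g=\omega_g\overline{C''}$ and (N), $C''$ commutes with $\omega_g\omega_g^*=\bigoplus\nu_i^2I_2\,(\oplus\,0)$, so $C''=\bigoplus C_i\,(\oplus\,c_0)$ with $2\times2$ blocks $C_i$ and $c_0\in i\mathbb R$. Since $0=C_i\varepsilon+\varepsilon C_i^T=\mathrm{tr}(C_i)\,\varepsilon$, we get $C_i\in\mathfrak{su}(2)$.

Let $(a_t,a_t')$ and $(b_t,b_t')\in\mathbb C^d\oplus\mathbb C^g$ be the rows $t\le v$ of $\omega_{us}$ and $\omega_{vs}$, and $\kappa_j$ the rows of $\kappa$. The remaining equations include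
\begin{gather*}
\alpha_ta_t+a_t\,\mathrm{diag}(c)=0,\qquad\alpha_ta_t'+a_t'C''^T=0,\qquad-\alpha_tb_t+b_t\,\mathrm{diag}(c)=0,\qquad-\alpha_tb_t'+b_t'C''^T=0,\\
(c_j+c_l)(\omega_d)_{jl}=0,\qquad c_j\kappa_j+\kappa_jC''^T=0 .
\end{gather*}
Let $e=(1,0|1,0|\cdots|1)$ and $f=(1,1|1,1|\cdots|1)$ in $\mathbb C^g$, grouped as $\omega_g$, the last entry being present only if $g$ is odd.

(1) Let $a_t=b_t=(1,\dots,1)$ and $a_1'=f$. Then $c_j=-\alpha_t=\alpha_t$, so $\alpha=0$, $c=0$. Now $C''f^T=0$: each $C_i\in\mathfrak{su}(2)$ has a kernel, so $C_i=0$, and $c_0=0$.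

(2) Here $g=s\ge1$. Let $a_t'=e$, $b_t'=f$. Each $C_i$ has the eigenvectors $(1,0)^T$ with eigenvalue $-\alpha_t$ and $(1,1)^T$ with eigenvalue $\alpha_t$. By (E), $C_i=0$; so if there is a pair, all $\alpha_t=0$, and then $c_0=0$. If $g=1$, $c_0=-\alpha_t=\alpha_t$, so all vanish.

(3) Let $(\omega_d)_{jl}=1$ for $j<l$: then $c_j+c_l=0$ for all $j\ne l$, and $d\ge3$ gives $c=0$. Let $\kappa_1=f$: then $C''f^T=0$ and $C''=0$ as in (1).

(4) Let $(\omega_d)_{12}=1$, so $c_2=-c_1$. Let $\kappa_1=e$, $\kappa_2=f$. Then $C''e^T=-c_1e^T$ and $C''f^T=c_1f^T$, and $C''=0$, $c_1=0$ as in (2).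

In all cases $\alpha=0$, $c=0$, $C''=0$, hence $X=0$.
\end{proof}

\begin{proposition}\label{prop:D0}
Let $x$ have data $(u,v;s)$ with $1\le u\le n/2$, $v\le u$, $s\ge1$, $(u,v)\ne(1,0)$, and let $y$ be of type $SU(n)$. Then $(x,y)$ is separated.
\end{proposition}

\begin{proof}
Let $\mathfrak z(y)=\mathfrak u(n)$ and let $x$ have A-summands $\mathbb C^u,\mathbb C^v$ and B-summand $\mathbb C^s$ with structure $i$; orientation is irrelevant as $u\ge1$. Then $\mathfrak z(x)\cap\mathfrak z(y)=\mathfrak u(u)\oplus\mathfrak u(v)\oplus\mathfrak u(s)$, and $\mathfrak z(x)^\perp\cap\mathfrak z(y)^\perp$ consists of the skew-symmetric $\omega$ with $\omega_{uu}=0$, $\omega_{vv}=0$. Apply Lemma~\ref{lem:xi} and Lemma~\ref{lem:K} with $d=u-v$ and $g=s-d=n-2u\ge0$. One of the cases (1)--(4) occurs: if $v=0$, then $d=u\ge2$, and if $d=2$, then $g=n-4\ge1$ because $n\ge5$.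
\end{proof}

If $x$ has no A-summand either, then $\mathfrak z(x)$ and $\mathfrak z(y)$ are determined by their data only up to $O(2n)$, and we must distinguish whether the complex structure of $W$ formed by the $J$'s of $x$ induces the same orientation as that of $y$ or the opposite one.

\begin{proposition}\label{prop:D1}
Let $y$ be of type $SU(n)$ and $x$ have data $(0,0;q,r)$, $q\ge r\ge2$, $q+r=n$. Then $(x,y)$ is separated, for both relative orientations.
\end{proposition}

\begin{proof}
Let $\mathfrak z(y)=\mathfrak u(n)$. \emph{Same orientation.} Conjugate so that $x$ has the structure $i$ on $\mathbb C^q\oplus\mathbb C^r$. Then $\mathfrak z(x)\cap\mathfrak z(y)=\mathfrak u(q)\oplus\mathfrak u(r)$, and $\mathfrak z(x)^\perp\cap\mathfrak z(y)^\perp$ consists of all skew-symmetric $\omega$. Apply Lemma~\ref{lem:xi} and Lemma~\ref{lem:K} with $v=0$, $u=d=r$, $s=q$, $g=n-2r$; if $r=2$, then $g=n-4\ge1$.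

\emph{Opposite orientation.} If $q$ or $r$ is odd, replacing $J$ by $-J$ on an odd summand of $x$ does not change $\mathfrak z(x)$ but reverses the orientation, and we are in the previous case. So let $q,r$ be even, hence $n\ge6$. Write $\mathbb C^q=P\oplus\mathbb C_o$ with $P=\mathbb C^{q-1}$ and let $x$ have the structure $i$ on $\mathbb C^r$ and $P$ and $-i$ on $\mathbb C_o$. Then $\mathfrak h=\mathfrak z(x)\cap\mathfrak z(y)=\mathfrak u(P)\oplus\mathfrak u(1)_o\oplus\mathfrak u(r)$. Every skew-symmetric $\omega$ with $\omega_{Po}=0$ lies in $\mathfrak z(x)^\perp\cap\mathfrak z(y)^\perp$: its blocks between $\mathbb C^q$ and $\mathbb C^r$ are off-diagonal, and its blocks inside $\mathbb C^q$ and $\mathbb C^r$ anticommute with the structure of $x$. Let $X=(A,\theta_o,C)\in\mathfrak h$ commute with $\omega$.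

If $q\ge r+2$, choose $\omega$ on $\mathbb C^r\oplus P$ by Lemma~\ref{lem:K} with $v=0$, $u=d=r$, $s=q-1$, $g=q-1-r\ge1$, and let $\omega_{o,r}=(1,\dots,1)$. Then $C=0$ and $A=0$, and $\theta_o(1,\dots,1)+(1,\dots,1)C^T=0$ gives $\theta_o=0$.

If $q=r$, then $r\ge4$, since $n=2r\ge6$ and $r$ is even. Let $\omega_{P,r}=(\mathrm{diag}(\tau_1,\dots,\tau_{r-1}),0)$ with distinct $\tau_j>0$, $(\omega_{rr})_{jl}=1$ for $j<l$, $\omega_{o,r}=(1,\dots,1)$ and $\omega_{PP}=0$. From $A\omega_{P,r}=-\omega_{P,r}C^T$ and (N), $C^T$ commutes with $\mathrm{diag}(\tau_1^2,\dots,\tau_{r-1}^2,0)$, so $C=\mathrm{diag}(c_1,\dots,c_r)$ and $A=-\mathrm{diag}(c_1,\dots,c_{r-1})$. The block $\omega_{rr}$ gives $c_j+c_l=0$ for all $j\ne l$, so $c=0$, $A=0$, and $\omega_{o,r}$ gives $\theta_o=0$. In both cases Lemma~\ref{lem:xi} applies.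
\end{proof}

An element of $D_n$ is of \emph{unitary type} if $u=v=0$, or if $(u,v)=(1,0)$, in which case we count the $1$ as one of the parts $s_j$; its data are then a partition of $n$.

\begin{proposition}\label{prop:U}
Let $x,y\in D_n$ be of unitary type with partitions $\lambda,\mu$. Then $(x,y)$ is separated unless $\{\lambda,\mu\}$ is $\{(n),(n)\}$ or $\{(n),(n-1,1)\}$.
\end{proposition}

\begin{proof}
If $\lambda=\mu=(n-1,1)$, use Proposition~\ref{prop:B} with data $(1,0;n-1)$ twice. Otherwise one of them, say $\mu$, is neither $(n)$ nor $(n-1,1)$. Then its parts can be merged to $(q,r)$ with $q\ge r\ge2$. This is immediate for two parts. For at least three parts, the two smallest have sum at least $2$ and at most $2n/3$, so the others have sum at least $n/3>1$. Merge $\lambda$ to $(n)$ and apply Proposition~\ref{prop:D1}, which is valid for both orientations, and Lemma~\ref{lem:moves}(a).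
\end{proof}

\section{All pairs}\label{sec:pairs}

\begin{theorem}\label{thm:A}
Let $n\ge5$, $x,y$ non-central, $S_x+S_y\le2n$. If $(x,y)$ is not exceptional, it is separated. Moreover $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$ is separated.
\end{theorem}

\begin{proof}
Let the data be $(u,v;s_1,\dots)$ and $(u',v';s_1',\dots)$, and $s=\sum s_j$, $s'=\sum s_j'$. Hypotheses and conclusion are symmetric in $x$ and $y$, so we may exchange them. Let $(\alpha_1',\alpha_2')$ be $(u',v')$ in type $C$ and $(2u',2v')$ in type $D$. One tuple \emph{dominates} another if it is componentwise at least as large, up to the order of the first two entries. When we use Lemma~\ref{lem:transfer}, we have to show that $(\alpha_1',\alpha_2';s_1',s_2',\dots)$ is $p$-rigid; then $(\mathfrak z_1,\mathfrak z(y))$ with $\mathfrak z_1\supset\mathfrak z(x)$ is separated, and hence so is $(x,y)$. By Lemma~\ref{lem:mono} it suffices, if $s'\le p_{\mathbb C}$, that $(\alpha_1',\alpha_2';s')$ dominates a $p$-rigid tuple $(\alpha_1,\alpha_2;\beta)$, since we may then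 split $s'$.

\emph{Type $C$, Case 1: one of $S_x,S_y$ exceeds $n$}, say $S_x>n$. Since $s_1\le n$, $S_x=2u$. Put $p=n-u$, so $1\le p<n/2$. Then $\mathfrak z(x)\subset\mathfrak z_1:=\mathfrak{sp}(u)\oplus\mathfrak{sp}(p)$. Eligibility gives $S_y\le2p$, i.e.\ $u',v'\le p$ and $s_j'\le2p$, so Lemma~\ref{lem:transfer} may be used with $(u',v';s_1',\dots)$, whose total is $n\ge2p+1$. As $u'+v'\le2p<n$, $s'\ge1$.

If $s'>2p$, there are at least two parts. Let $\gamma_1=\min(s_1',2p-1)$ and $\gamma_2=2p-\gamma_1\ge1$. Then $\gamma_2\le s'-s_1'$: if $s_1'\le2p-1$, then $\gamma_2=2p-s_1'<s'-s_1'$, and if $s_1'=2p$, then $\gamma_2=1\le s'-s_1'$. $(0,0;\gamma_1,\gamma_2)$ is $p$-rigid by Proposition~\ref{prop:HH}. Split $\gamma_2$ among the other parts and enlarge: $(u',v';s_1',\dots)$ is $p$-rigid.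

If $2\le s'\le2p$, then $p\ge2$, as $p=1$ would give $n\le1+1+2$. We show that $(u',v';s')$ dominates a tuple of Proposition~\ref{prop:H}. Let $p\ge3$. If $s'=2p$, then $u'+v'\ge1$, and it dominates $(1,0;2p-1)$; if $s'\le2p-1$, then $u'+v'>2p-s'$, and we lower $u',v'$ to total $2p-s'$. Let $p=2$. If $s'=2$, then $u'+v'=n-2\ge3$ and $u',v'\le2$, so $u',v'\ge1$, and it dominates $(1,1;2)$; if $s'\ge3$, then $u'+v'\ge n-4\ge1$, and it dominates $(1,0;3)$.

If $s'=1$, then $u'+v'=n-1\ge2p$, so $u'=v'=p$, $n=2p+1$, $p\ge2$: $y$ is of type $C_p\times C_p$. Since the pair is not exceptional, $x$ is not of type $C_{p+1}\times C_p$, so $\mathfrak z(x)=\mathfrak{sp}(p+1)\oplus\mathfrak r$ with $\mathfrak r\subsetneq\mathfrak{sp}(p)$. Here $\mathfrak z_1$ itself is too large (Section~\ref{sec:exc}), and we must use that $\mathfrak r$ is smaller: we first make $\mathfrak z_1\cap\mathfrak z(y)$ at most one-dimensional, and then move $\mathfrak r$ off it. On $\mathbb H^p$ let $G_1=\mathrm{diag}(g_k)$ with distinct $0<g_k<1$, $G_2=I-G_1$ and $K=|\sum_kz_k|^2$.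 A stabilizing $X$ is $(x_k)\in\mathfrak{sp}(1)^p$ with $(1,0)x_k=c\,(1,0)$ for a common $c\in i\mathbb R$, so $x_k=\mathrm{diag}(c,-c)$, and the stabilizer is one-dimensional. As $G_1$ is definite, Lemma~\ref{lem:transfer} gives a position with $V=V_0$ in which $\mathfrak z_1\cap\mathfrak z(y)$ has dimension at most $1$ and acts faithfully on $V_0$. If it is $0$, we are done. Otherwise let $N\ne0$ be the restriction to $V_0$ of a spanning element; $N\in\mathfrak{sp}(V_0)$. Identify $\mathfrak r$ with a proper subalgebra of $\mathfrak{sp}(V_0)$. Some $g\in Sp(V_0)$ has $N\notin\operatorname{Ad}(g)\mathfrak r$; otherwise the span of all $\operatorname{Ad}(g)N$, a non-zero ideal of the simple algebra $\mathfrak{sp}(V_0)$, would lie in $\mathfrak r$. Now $\mathfrak{sp}(V_0^\perp)\oplus\operatorname{Ad}(g)\mathfrak r$ is conjugate to $\mathfrak z(x)$, is contained in $\mathfrak z_1$, and meets $\mathfrak z(y)$ in $0$.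

\emph{Type $C$, Case 2: $S_x,S_y\le n$}, so $u,u'\le n/2$.

2a: $n=2k$ and, say, $x$ is of type $C_k\times C_k$. Use Lemma~\ref{lem:transfer} with $p=k\ge3$: $u',v'\le k$, $s_j'\le2k$ and $u'+v'+s'=2p$. Since the pair is not exceptional, $s'\ne0$ (this would mean $u'=v'=k$), $s'\ne1$ (data $(k,k-1;1)$), and $y$ does not have data $(0,0;n)$. If $2\le s'\le2p-1$, $(u',v';s')$ is $p$-rigid by Proposition~\ref{prop:H}, and we split $s'$. If $s'=2p$, there are at least two parts; use Proposition~\ref{prop:HH} with $(s_1',s'-s_1')$ and split $s'-s_1'$.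

2b: neither $x$ nor $y$ is of type $C_{n/2}\times C_{n/2}$. Then $s,s'\ge1$. Merge the B-summands to get data $(u,v;s)$, $(u',v';s')$. If $u,u'\ge1$, use Proposition~\ref{prop:B}. If one of $u,u'$ is $0$, that element is now of type $SU(n)$: use Proposition~\ref{prop:C0}.

\emph{Type $D$, Case 1: one of $S_x,S_y$ exceeds $n$}, say $S_x=2u>n$. Put $p=2(n-u)$, so $p$ is even and $2\le p<n$, and $\mathfrak z(x)\subset\mathfrak z_1:=\mathfrak{so}(2u)\oplus\mathfrak{so}(p)$. Eligibility gives $S_y\le p$. Use Lemma~\ref{lem:transfer} with $(2u',2v';s_1',\dots)$: $2u',2v',s_j'\le p$, and $2u'+2v'+2s'=2n\ge2p+2$, so $s'\ge1$.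

If $s'\le p-1$, lower $2u',2v'$, keeping them even, to total $2p-2s'$ and use Proposition~\ref{prop:R}(ii). If $s'=p$ with one part, then $2u'+2v'\ge2$, and $(2u',2v';p)$ dominates $(2,0;p-1)$ of Proposition~\ref{prop:R}(ii). If $s'\ge p$ with at least two parts, let $\gamma_1=\min(s_1',p-1)$, $\gamma_2=p-\gamma_1$; again $1\le\gamma_2\le s'-s_1'$, and we use Proposition~\ref{prop:R}(iii), split $\gamma_2$ and enlarge. Since $s_1'\le p$, $s'>p$ implies at least two parts, so all cases are covered.

\emph{Type $D$, Case 2: $S_x,S_y\le n$}, so $u,u'\le n/2$.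

2a: $n=2k$ and, say, $x$ is of type $D_k\times D_k$. Use Lemma~\ref{lem:transfer} with $p=n$: $2u',2v',s_j'\le p$ and $2u'+2v'+2s'=2p$. If $s'=0$, $y$ is of type $D_k\times D_k$, and the pair is separated by Proposition~\ref{prop:R}(i); this is the last claim of the theorem. If $1\le s'\le p-1$, use Proposition~\ref{prop:R}(ii) and split $s'$. If $s'=p$, there are at least two parts, since otherwise the pair is exceptional of kind (i); use Proposition~\ref{prop:R}(iii) with $(s_1',s'-s_1')$ and split.

2b: neither is of type $D_{n/2}\times D_{n/2}$, so $s,s'\ge1$. If $u,u'\ge1$, merge and use Proposition~\ref{prop:B}. Otherwise let $u'=0$, so $v'=0$. If $u=0$ or $(u,v)=(1,0)$, both are of unitary type, and Proposition~\ref{prop:U} applies: its two exceptions are exactly the exceptional pairs (iii), since types $SU(n)$ and $SU(n-1)$ correspond to the partitions $(n)$ and $(n-1,1)$. In the remaining case merge $x$ to $(u,v;s)$ and $y$ to type $SU(n)$, and use Proposition~\ref{prop:D0}.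
\end{proof}

\section{Three or more factors}\label{sec:many}

\subsection{Elements in products of two classes}

By Lemma~\ref{lem:moves}(b) two factors may be replaced by any element of the product of their classes. For type $SU(n)$ we choose the angle freely, keeping the complex structure.

\begin{lemma}\label{lem:P}
Let $n\ge5$, $1\le w,w'\le n/2$.
\begin{itemize}
\item[(P0)] If $w+w'\le n/2$, then $\sigma_{w+w'}\in C_{\sigma_w}C_{\sigma_{w'}}$.
\item[(P1)] $C_{\sigma_w}C_{\sigma_{w'}}$ contains an element $y$ with $S_y\le\max(2(n-w-w'),\,2|w-w'|,\,2)$ which is non-central and in no exceptional pair.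
\item[(P2)] If $x$ is of type $SU(n)$ with suitable angle, then $C_xC_{\sigma_w}$ contains an element with data $(0,0;n-w,w)$.
\item[(P3)] In type $D$, if $x,x'$ are of type $SU(n)$ with suitable angles, then $C_xC_{x'}$ contains an element of type $SU(n-m)\times SU(m)$ for $m=2$ or $m=3$; note $m,n-m\ge2$.
\item[(P4)] In type $D$, if $x,x'$ are of type $SU(n)$ with suitable angles, then $C_xC_{x'}$ contains an element $y$ without eigenvalues $\pm1$ and with $S_y\le2$.
\end{itemize}
\end{lemma}

\begin{proof}
(P0) Take orthogonal $(-1)$-spaces.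

(P1) As $C_{\sigma_w}C_{\sigma_{w'}}=C_{\sigma_{w'}}C_{\sigma_w}$, we may assume $w\ge w'$. In $F^2$ the product of the reflections in two lines spanned by real vectors at angle $\varphi\in(0,\pi/2)$ ($-1$ on the line, $1$ on its complement) is the real rotation by $2\varphi$, up to direction. Use $w'$ (for $F=\mathbb H$), resp.\ $2w'$ (for $F=\mathbb R$), orthogonal copies of $F^2$ with different $\varphi$, each containing a line of both $(-1)$-spaces, and put the rest of the $(-1)$-space of $\sigma_w$ orthogonal to them; there is room since $w+w'\le n$. The product is $1$ on $n-w-w'$ units, $-1$ on $w-w'$ units, and otherwise has, in type $C$, $w'$ distinct angles in $(0,\pi)$ with $s_j=2$, in type $D$, $2w'$ distinct angles in $(0,\pi)$ with $s_j=1$. This gives the bound for $S_y$. In type $C$ the type of $y$ contains a factor $SU(2)$, whereas the types in exceptional pairs are $C_a\times C_b$ and $SU(n)$, $n\ge5$. In type $D$, at most $n-2$ units have eigenvalues $\pm1$ and all $s_j\le1$, so the type is not $D_{n/2}\times D_{n/2}$,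 $SU(n)$ or $SU(n-1)$.

(P2) Let $x=\cos a+\sin a\,J$, $a\in(0,\pi/2)$, and let the $(-1)$-space of $\sigma_w$ be $J$-invariant. The product is $\cos a+\sin a\,J$ on $n-w$ units and $\cos(\pi-a)+\sin(\pi-a)(-J)$ on $w$ units, and $\pi-a\ne a$.

(P3) Let $x$ have angle $a$ and $x'$ angle $b$, $0<b<a$, $a+b<\pi$. In the torus the class of $x$ consists of all $(\epsilon_la)_l$, $\epsilon_l=\pm1$, with a fixed parity of the number of minus signs; likewise $(\epsilon_l'b)_l$ for $x'$. The product has angle $\pm(a+b)$ where $\epsilon_l=\epsilon_l'$ and $\pm(a-b)$ where $\epsilon_l\ne\epsilon_l'$. The number $m$ of positions of the second kind has a fixed parity and is otherwise arbitrary in $[0,n]$. As $a+b\ne a-b$ are in $(0,\pi)$, the product is of type $SU(n-m)\times SU(m)$.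

(P4) Let $a,b$ be as in (P3). Write $\mathbb R^{2n}$ as a sum of $\lfloor(n-1)/2\rfloor$ copies of $\mathbb H$ and one or two planes. On the $l$-th copy let $x$ act as $\cos a+\sin a\,L_{\mathbf i}$ and $x'$ as $\cos b+\sin b\,L_{\mathbf n_l}$, where $L$ is left multiplication and $\mathbf n_l$ a unit imaginary quaternion at angle $\psi_l\in(0,\pi)$ to $\mathbf i$, the $\psi_l$ distinct. All $L_{\mathbf n}$ induce the same orientation of $\mathbb H$, because the unit imaginary quaternions form a connected set. On the planes use angles $\pm a$, $\pm b$; as there is at least one plane, the signs can be chosen to realize the given classes of $x$ and $x'$. On the $l$-th copy the product is left multiplication by a unit quaternion with real part $\cos a\cos b-\sin a\sin b\cos\psi_l$, i.e.\ it has one angle, in the open interval $(a-b,a+b)$, with $s_j=2$, and different $l$ give different angles. On the at most two planes the angles are $\pm(a+b)$ or $\pm(a-b)$. So $u=v=0$ and all $s_j\le2$.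
\end{proof}

\begin{lemma}\label{lem:enl}
Every non-central element can be enlarged to some $\sigma_w$, $1\le w\le n/2$, or is of type $SU(n)$.
\end{lemma}

\begin{proof}
If $u\ge1$, take $w=\min(u,n-u)$. If $u=v=0$ and there are at least two parts, take $w=\min(s_1,n-s_1)$.
\end{proof}

\subsection{Exceptional pairs with a third factor}

\begin{lemma}\label{lem:T}
Let $n\ge5$, $(x_1,x_2)$ an exceptional pair and $x_3$ non-central. Then $(x_1,x_2,x_3)$ is separated.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:enl} we may assume that $x_3=\sigma_w$ or $x_3$ is of type $SU(n)$. Let $J,J',J''$ denote elements of type $SU(n)$. Apart from one pair that is separated itself, we enlarge, combine two factors by Lemma~\ref{lem:P} or drop one, and arrive at an eligible non-exceptional pair, which is separated by Theorem~\ref{thm:A}. Elements $y$ from (P1) are in no exceptional pair.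

\emph{Type $C$, $n=2k\ge6$.} Enlarging $C_k\times C_{k-1}$ to $C_k\times C_k$, we may assume that the pair is $(\sigma_k,\sigma_k)$ or $(\sigma_k,J)$. Here $S_{\sigma_k}=n$, and the partners of $\sigma_k$ in exceptional pairs are of type $C_k\times C_k$, $C_k\times C_{k-1}$ or $SU(n)$.
\begin{itemize}
\item $(\sigma_k,\sigma_k,\sigma_w)$: (P1) gives $y\in C_{\sigma_k}C_{\sigma_w}$ with $S_y\le\max(2(k-w),2)\le n$; use $(\sigma_k,y)$.
\item $(\sigma_k,\sigma_k,J)$ and $(\sigma_k,J,\sigma_w)$: (P2), applied to $J$ and the second $\sigma_k$, resp.\ to $J$ and $\sigma_w$, gives $y$ with data $(0,0;n-w,w)$, $1\le w\le k$ ($w=k$ in the first case). $S_y=n-w$, so $(\sigma_k,y)$ is eligible; it is not exceptional, as $y$ is of type $SU(n-w)\times SU(w)$ with $w\ge1$.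
\item $(\sigma_k,J,J')$: use $(J,J')$, with $S$-sum $2n$; it is not exceptional in type $C$.
\end{itemize}

\emph{Type $C$, $n=2k+1$, $k\ge2$.} We may take $x_1=\sigma_k$ and $x_2$ of type $C_k\times C_k$. If $x_3=\sigma_w$, $w\le k$, enlarge $x_2$ to $\sigma_k$; (P1) gives $y\in C_{\sigma_k}C_{\sigma_w}$ (product of the classes of $x_2$ and $x_3$) with $S_y\le\max(2(k+1-w),2)\le2k$. Since $S_{x_1}=2k+2$, $(x_1,y)$ is eligible. If $x_3=J$, use $(x_2,J)$ with $S$-sum $2k+n=4k+1\le2n$; for odd $n$ the type $C_k\times C_k$ is exceptional only with $C_{k+1}\times C_k$.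

\emph{Type $D$.} A pair $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$ is separated by Theorem~\ref{thm:A}. Otherwise, enlarging $SU(n-1)$ to $SU(n)$, the pair is $(\sigma_k,J)$ with $n=2k\ge6$, or $(J,J')$. The partners of $\sigma_k$ in exceptional pairs are of type $D_k\times D_k$ or $SU(n)$; those of $J$ are of type $D_{n/2}\times D_{n/2}$, $SU(n)$ or $SU(n-1)$.
\begin{itemize}
\item $(\sigma_k,J,\sigma_w)$: (P2) gives $y\in C_JC_{\sigma_w}$ of type $SU(n-w)\times SU(w)$, $1\le w\le k$, $S_y=n-w$; use $(\sigma_k,y)$.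
\item $(\sigma_k,J,J')$: (P3) gives $y\in C_JC_{J'}$ of type $SU(n-m)\times SU(m)$, $S_y\le n$; use $(\sigma_k,y)$.
\item $(J,J',J'')$: with the same $y$, where $m,n-m\ge2$, use $(y,J'')$.
\item $(J,J',\sigma_w)$ with $w\ge2$: (P2) with $J',\sigma_w$ gives $y$ of type $SU(n-w)\times SU(w)$, $2\le w\le n/2$; $(J,y)$ has $S$-sum $2n-w$ and is not exceptional.
\item $(J,J',\sigma_1)$: (P4) gives $y\in C_JC_{J'}$ with $S_y\le2$, and $S_{\sigma_1}=2n-2$; $(y,\sigma_1)$ is eligible and not exceptional, because the type $D_{n-1}$ of $\sigma_1$ occurs in no exceptional pair. \qedhere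
\end{itemize}
\end{proof}

\subsection{All longer tuples}

\begin{theorem}\label{thm:B}
Let $n\ge5$ and $L\ge3$. Every eligible tuple of non-central elements is separated.
\end{theorem}

\begin{proof}
Suppose first that $S_{x_i}+S_{x_j}\le2n$ for some $i\ne j$. If $(x_i,x_j)$ is separated, so is the tuple. Otherwise $(x_i,x_j)$ is exceptional by Theorem~\ref{thm:A}, and Lemma~\ref{lem:T} with any third element applies.

Now suppose that $S_{x_i}+S_{x_j}>2n$ for all $i\ne j$. Let $S=S_{x_L}$ be the smallest of the $S_{x_i}$. For $i<L$ we have $S_{x_i}>n$, so $S_{x_i}=2u_i$; put $w_i=n-u_i$, $1\le w_i<n/2$. Then $\mathfrak z(x_i)\subset\mathfrak z(\sigma_{w_i})$ up to conjugation and $S_{\sigma_{w_i}}=S_{x_i}$, so we may replace $x_i$ by $\sigma_{w_i}$. Our assumptions read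
\[
S>2w_i\quad(i<L),\qquad S\le2\sum_{i<L}w_i .
\]

\emph{$S\le n$.} Take $m$ minimal with $S\le2(w_1+\dots+w_m)$; then $2\le m\le L-1$. Let $T=w_1+\dots+w_{m-1}$. As $2T<S\le n$, repeated use of (P0) gives $\sigma_T\in C_{\sigma_{w_1}}\cdots C_{\sigma_{w_{m-1}}}$. Take $y\in C_{\sigma_T}C_{\sigma_{w_m}}$ from (P1). Then $S_y+S\le2n$: indeed $2(n-T-w_m)+S\le2n$ by the choice of $m$; $2|T-w_m|+S<2S\le2n$ because $2T,2w_m<S$; and $2+S\le2n$. So $(y,x_L)$ is eligible and, by (P1), not exceptional; it is separated by Theorem~\ref{thm:A}, and hence so is the tuple.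

\emph{$S>n$.} Then also $S=2u_L$, and we replace $x_L$ by $\sigma_{w_L}$, $w_L=n-u_L<n/2$. Eligibility is $\sum_{i\le L}w_i\ge n$. As long as two of the $w$'s have sum less than $n/2$, replace them by their sum, using (P0). We end with $w_1\ge\dots\ge w_r$, all less than $n/2$, of total at least $n$ (so $r\ge3$), and any two with sum at least $n/2$.

If $r=3$, take $y\in C_{\sigma_{w_1}}C_{\sigma_{w_2}}$ from (P1). We have $n-w_1-w_2\le w_3$, $w_1-w_2<n/2-w_2\le w_3$ and $1\le w_3$, so $S_y\le2w_3=2n-S_{\sigma_{w_3}}$, and $(y,\sigma_{w_3})$ is eligible and not exceptional. If $r\ge4$, take $y$ from $(w_1,w_2)$ and $y'$ from $(w_3,w_4)$. As $w_1+w_2,w_3+w_4\ge n/2$ and $w_1-w_2,w_3-w_4<n/2$, we get $S_y,S_{y'}\le n$, so $(y,y')$ is eligible and not exceptional. In both cases Theorem~\ref{thm:A} shows that the tuple is separated.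
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Eligibility is necessary by Proposition~\ref{prop:nec}. It is sufficient by Lemma~\ref{lem:crit} with Theorem~\ref{thm:A} for $L=2$ and Theorem~\ref{thm:B} for $L\ge3$. For $L=1$ nothing is eligible, as $S_x\ge1$, and nothing is absolutely continuous, as a conjugacy class is null.
\end{proof}

\section{The exceptional pairs, and \texorpdfstring{$n=4$}{n=4}}\label{sec:exc}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
By Theorem~\ref{thm:main} and the last claim of Theorem~\ref{thm:A} it remains to show that the other exceptional pairs are not separated, and to treat $n=4$. By Lemma~\ref{lem:moves}(c), to show that $(x,y)$ is not separated it suffices to find a non-zero $X\in\mathfrak z(x)\cap\mathfrak z(y)$ for a dense set of positions of $x,y$.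

\emph{(i), (ii): $C_k\times C_k$ ($n=2k$) or $C_{k+1}\times C_k$ ($n=2k+1$) against $C_k\times C_k$ or, for $n=2k$, $C_k\times C_{k-1}$.} Let $V$ be the $k$-dimensional $(-1)$-space of $x$ and $W_+$ the first ($k$-dimensional) A-summand of $y$. For generic positions, diagonalizing $P_VP_{W_+}P_V$ gives orthonormal vectors $f_j,f_j'$ ($j\le k$), completed by one more vector if $n=2k+1$, such that $V=\langle f_j\rangle$ and $W_+=\langle\cos\varphi_jf_j+\sin\varphi_jf_j'\rangle$. The maps $X$ acting by $x_j\in\mathfrak{sp}(1)$ on $f_j$ and $f_j'$ (and by some $x_{k+1}\in\mathfrak{sp}(1)$ on the extra vector) preserve $V$ and $W_+$ and act diagonally on $W_+^\perp\cong\mathbb H^{n-k}$. If $n=2k$ and $y$ is of type $C_k\times C_k$, we are done. Otherwise the rest of the structure of $y$ is $Y'=q\nu q^*$ on $W_+^\perp$ with a unit vector $q\in\mathbb H^{n-k}$ and a unit imaginary quaternion $\nu$. Put $x_j=q_j\nu q_j^{-1}$ if $q_j\ne0$ and $x_j=0$ otherwise. Then $Xq=q\nu$ and $q^*X=-(Xq)^*=\nu q^*$, so $XY'=q\nu\nu q^*=Y'X$, and $0\ne X\in\mathfrak z(x)\cap\mathfrak z(y)$.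

\emph{(i): $C_k\times C_k$ or $D_k\times D_k$ against $SU(n)$.} Let $\sigma$ be the involution $x$ and $J$ the complex structure of $y$. The skew map $X=\sigma J+J\sigma$ commutes with $\sigma$ and with $J$. It is analytic in the position and not identically $0$, since $X=2\sigma J$ when the $(-1)$-space of $\sigma$ is $J$-invariant. So it is non-zero on a dense set.

\emph{(iii).} Let $J_1$ be the structure of $x$ and $J_2$ that of $y$, extended in the $SU(n-1)$ case by a complex structure on the remaining plane $P$. $R=J_1J_2+J_2J_1$ is symmetric and commutes with $J_1$ and $J_2$; let $\mathcal E_c$ be its eigenspace with eigenvalue $-2c$, $|c|\le1$. If $|c|<1$, then on $\mathcal E_c$ the maps $J_1$ and $(J_2-cJ_1)/\sqrt{1-c^2}$ anticommute and have square $-1$. So they generate a copy of $\mathbb H$, which we let act on $\mathcal E_c\cong\mathbb H^e$ by right multiplications; the skew maps commuting with it form $\mathfrak{sp}(e)\ne0$. If $c=\pm1$, the skew map $J_2-cJ_1$ has square $-2-cR=-2+2c^2=0$ on $\mathcal E_c$, so $J_2=cJ_1$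 there, and $J_2|_{\mathcal E_c}$ is a non-zero skew map commuting with both. This settles $(SU(n),SU(n))$.

For $SU(n-1)$ let $0\ne f\in P$, $f=\sum f_c$ with $f_c\in\mathcal E_c$. If $|c|<1$, $J_2$ is right multiplication by a unit imaginary quaternion $\nu_c$ on $\mathcal E_c$. If moreover $f_c\ne0$, put $X_c=f_c\nu_cf_c^*/|f_c|^2\in\mathfrak{sp}(e)$, so that $X_cf_c=f_c\nu_c=J_2f_c$; if $f_c=0$ put $X_c=0$. If $c=\pm1$ put $X_c=J_2$. Then $X=\bigoplus X_c$ is skew and commutes with $J_1$ and $J_2$, and $Xf=J_2f\ne0$, $XJ_2f=J_2Xf=-f$. So $X$ preserves $P=\langle f,J_2f\rangle$ and $P^\perp$, and $0\ne X\in\mathfrak z(x)\cap\mathfrak z(y)$.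

\emph{$n=4$, type $C$.} Let $x$ be of type $C_3\times C_1$ and $y$ of type $C_1\times C_1\times SU(2)$. The pair is not exceptional, and eligible since $6+2=8$. This is the situation of Example~\ref{ex:p1} with one B-summand. Let $V=T(\mathbb H)$ be the $(-1)$-line of $x$, $T=(T_1,T_2,T_3):\mathbb H\to A_1\oplus A_2\oplus B$. Generically $T_1,T_2$ are bijective and the $B^+$-component $M:\mathbb C^2\to B^+$ of $T_3$ (notation of Lemma~\ref{lem:transfer}) is invertible. Choose $0\ne X'\in\mathfrak{sp}(1)=\mathfrak{su}(2)$ commuting with $M^*M$. Let $X$ be $T_aX'T_a^{-1}$ on $A_a$, which is skew because $T_a$ is a multiple of an isometry, and $MX'M^{-1}$ on $B^+$, which is skew-Hermitian because $X'$ commutes with $M^*M$, extended $\mathbb H$-linearly to $B=B^+\oplus B^+\mathbf j$. Then $0\ne X\in\mathfrak z(y)$ and $XT=TX'$, so $X$ preserves $V$ and $V^\perp$, and $X\in\mathfrak z(x)$. So $(x,y)$ is not separated.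

\emph{$n=4$, type $D$.} Let $x$ be of type $SU(4)$ with angles $(c,c,c,c)$ and $y$ of type $SU(2)\times SU(2)$ with angles $(a,a,b,b)$. The pair is not exceptional, and eligible since $4+2\le8$. The idea is to turn it into a non-eligible pair by a diagram automorphism. Take the simple roots $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=e_3-e_4$, $\alpha_4=e_3+e_4$. Then the complexifications of $\mathfrak z(x)$ and $\mathfrak z(y)$ are generated by that of the torus algebra and the root spaces of $\{\pm\alpha_1,\pm\alpha_2,\pm\alpha_3\}$, resp.\ $\{\pm\alpha_1,\pm\alpha_3\}$. Being separated is invariant under automorphisms of $\mathfrak{so}(8)$ applied to both subalgebras, because they normalize $\operatorname{Ad}(G)$. The diagram of $D_4$ has an automorphism exchanging $\alpha_1$ and $\alpha_4$ and fixing $\alpha_2,\alpha_3$, and it is induced by an automorphism of $\mathfrak{so}(8)$ preserving the torus algebra. It turns the two root sets into $\{\pm\alpha_4,\pm\alpha_2,\pm\alpha_3\}$ and $\{\pm\alpha_4,\pm\alpha_3\}$, which generate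 $D_3$ on the coordinates $2,3,4$ and $D_2$ on the coordinates $3,4$. So the pair becomes a pair of centralizers of elements with data $(3,0;1)$ and $(2,0;1,1)$. These have $S$-sum $6+4>8$, so they are not separated, by Proposition~\ref{prop:nec} and Lemma~\ref{lem:crit}. Hence $(x,y)$ is not absolutely continuous.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Hare} Kathryn E. Hare, \emph{The Absolute continuity of convolutions of orbital measures in SO(2n+1)}, arXiv:2110.06346 (2021).
\end{thebibliography}
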